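# Magic, symmetric magic and pandiagonal squares: the counting functions are not polynomials from order five on

## 1. Squares with constant line sums, and the polynomiality question

Throughout, $n$ is a positive integer, $t\ge 0$ is an integer, and $[\,\cdot\,]$ is the indicator, equal to $1$ if the condition in brackets holds and to $0$ otherwise. $J$ is the all-ones matrix.

**Definition 1 (semi-magic square).** A semi-magic square of order $n$ is an $n\times n$ matrix of nonnegative integers whose rows and columns all have the same sum $t$, the line sum. Example: $\begin{pmatrix}1&0\\0&1\end{pmatrix}$ has line sum $1$.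

**Definition 2 (magic square).** A magic square is a semi-magic square whose two main diagonals also add up to the line sum. Entries may repeat. The $2\times2$ example above is not magic, since its main diagonal has sum $2$. The matrix
$$\begin{pmatrix}8&1&6\\3&5&7\\4&9&2\end{pmatrix}$$
is magic with line sum $15$: the diagonals are $8+5+2$ and $6+5+4$.

**Definition 3 (symmetric magic square).** A symmetric magic square is a magic square that is a symmetric matrix. Example with line sum $3$:
$$\begin{pmatrix}2&0&1\\0&1&2\\1&2&0\end{pmatrix};$$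
the diagonals are $2+1+0$ and $1+1+1$.

**Definition 4 (pandiagonal magic square).** A pandiagonal magic square is a semi-magic square in which every wrapped diagonal parallel to the main diagonal (the cells with $j-i$ congruent to a fixed number mod $n$) adds up to the line sum. Example with line sum $3$:
$$\begin{pmatrix}1&2&0\\2&0&1\\0&1&2\end{pmatrix};$$
the wrapped diagonals are $1+0+2$, $2+1+0$, $0+2+1$. Only one direction of diagonals is required: here the antidiagonal sum is $0$.

**Definition 5 (quasi-polynomial).** A function $f$ on the nonnegative integers is a quasi-polynomial if there are a period $N\ge1$ and polynomials $f_0,\dots,f_{N-1}$ with $f(t)=f_{t\bmod N}(t)$. Example: the number $\lfloor t/2\rfloor+1$ of integers in $[0,t/2]$ has period $2$. It is not a polynomial: $f(t+1)-f(t)$ vanishes for all even $t$ but not for odd $t$, and a polynomial with infinitely many zeros is $0$.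

Let $M_n(t)$, $S_n(t)$, $P_n(t)$ be the numbers of magic, symmetric magic and pandiagonal magic squares of order $n$ and line sum $t$. The real nonnegative squares of line sum $1$ of each kind form a rational polytope, and the squares of line sum $t$ are the lattice points of its $t$-th dilate. By Ehrhart theory, $M_n,S_n,P_n$ are quasi-polynomials in $t$.

Can such a quasi-polynomial be an honest polynomial? Matthias Beck, Moshe Cohen, Jessica Cuomo and Paul Gribelyuk, "The number of "magic" squares and hypercubes", arXiv:math/0201013 (2002), contains the conjecture that $M_n$, $S_n$ and $P_n$ are not polynomials when $n\ge5$. These notes prove it.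

**Theorem 1.** For every $n\ge5$, none of the functions $M_n,S_n,P_n$ coincides with a polynomial on the nonnegative integers.

**Conventions.** For $P_n$, rows and columns are indexed by $\mathbb Z_n$. Reversing the row index turns the wrapped diagonals into the sets $i+j=s$. So from now on cell $(i,j)$ lies on row $i$, column $j$ and diagonal $s=i+j$, and there are $3n$ lines. For $M_n$ and $S_n$, indices are $1,\dots,n$, we write $i'=n+1-i$, and the lines are the rows, the columns, the main diagonal $\{(i,i)\}$ and the antidiagonal $\{(i,i')\}$.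

## 2. Orders one, two and three by hand

For $n=1$ the only square is $(t)$, so all three functions are constantly $1$.

For $M_2$, let the square be $\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Row $1$ and the main diagonal give $b=d$, column $1$ and the main diagonal give $c=d$, and the antidiagonal gives $2d=t$; then $a=t-b=t/2$. So $M_2(t)=0$ for odd $t$, while $M_2(0)=1$. Not a polynomial.

For $M_3$ and $S_3$, add both diagonals and the middle column. The total $3t$ is three times the center plus the top and bottom rows, so three times the center is $3t-2t=t$. Both functions vanish for $3\nmid t$ and equal $1$ at $0$. Not polynomials.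

For $P_3$, let $(Z_{\iota\eta})_{\iota,\eta\in\mathbb Z_3}$ be any real array with all row, column and diagonal ($\iota+\eta$) sums equal. We claim
$$Z_{11}=Z_{22}.\tag{1}$$
Row $1$ minus row $2$ plus column $1$ minus column $2$ gives $(Z_{10}+Z_{01})-(Z_{20}+Z_{02})+2(Z_{11}-Z_{22})=0$. Diagonals $1$ and $2$ give $Z_{22}+Z_{01}+Z_{10}=Z_{11}+Z_{02}+Z_{20}$, i.e. $(Z_{10}+Z_{01})-(Z_{20}+Z_{02})=Z_{11}-Z_{22}$. Together $3(Z_{11}-Z_{22})=0$. Applying (1) to translates of the array, $Z_{ij}=Z_{i+1,j+1}$ for all $i,j$, so the entries depend only on $i-j$. Conversely every array $g(i-j)$ works: along a row, a column or a diagonal ($i-j=2i-s$) the difference takes each value once. Hence $P_3(t)=\binom{t+2}2$, a polynomial.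

**Proposition 2 (all orders).** For $n\ge2$, $S_n$ is not a polynomial, while $S_1$ is. $P_n$ is a polynomial if and only if $n\in\{1,3\}$. For $n\ne4$, $M_n$ is a polynomial if and only if $n=1$.

Here $M_4$ is not treated. The proof is what we just did for $n\le3$, Section 3 for $S_n$ and $P_n$ with $n$ even (including $n=2,4$), and Theorem 1 for $n\ge5$.

## 3. Parity of the line sum: $S_n$ and $P_n$ for even $n$

The order-two example suggests showing that the function vanishes for odd $t$. A polynomial that vanishes at all odd $t$ is zero, but all our functions are $1$ at $t=0$.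

**$S_n$, $n$ even.** In a symmetric square $x_{ii'}=x_{i'i}$, and $i\ne i'$. So the antidiagonal sum is $t=2\sum_{i\le n/2}x_{ii'}$, which is even. Hence $S_n(t)=0$ for odd $t$.

**$P_n$, $n$ even.** Take representatives $i,j,s\in\{0,\dots,n-1\}$, where $s\equiv i+j$. Since every row, column and diagonal has sum $t$,
$$\sum_{i,j}x_{ij}(i+j-s)=t\,\tfrac{n(n-1)}2(1+1-1)=t\,\tfrac{n(n-1)}2 .$$
Every $i+j-s$ is divisible by $n$, so $t(n-1)/2$ is an integer; as $n-1$ is odd, $t$ is even. Hence $P_n(t)=0$ for odd $t$.

This approach stops working as soon as there is a square of line sum $1$, because its $t$-th multiple shows that the count is at least $1$ for every $t$. The next lemma says that this happens in the remaining cases for $M_n$ and $P_n$.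

**Lemma 3.** (a) For $n\ge5$ there is a magic square of order $n$ with line sum $1$. (b) For $n$ odd there is a pandiagonal magic square of order $n$ with line sum $1$.

*Proof.* (a) We need a permutation $\sigma$ of $\{1,\dots,n\}$ with exactly one $i$ with $\sigma(i)=i$ and exactly one $i$ with $\sigma(i)=i'$; its permutation matrix is the square. For $n$ odd, fix the central index (it satisfies $i=i'$, so it serves both diagonals) and permute the at least two pairs $\{i,i'\}$ cyclically, so no other $i$ goes to $i$ or $i'$. For $n=6$ take $(1,2,3,4,5,6)\mapsto(1,5,2,6,3,4)$: the only $i$ with $\sigma(i)=i$ is $1$, and the only $i$ with $\sigma(i)=7-i$ is $2$. For $n\ge8$ even take $1\mapsto1$, $2\mapsto n-1=2'$, $n-1\mapsto n$, $n\mapsto2$, and permute the remaining $\ge2$ pairs cyclically.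

(b) Take $X^0_{ij}=[i=j]$. Its cells lie on the diagonals $s=2i$, and $i\mapsto2i$ is a bijection of $\mathbb Z_n$. $\square$

## 4. A facet on which the line sum is even: $S_n$ for odd $n$

When the count does not vanish, one can look for squares missing from the boundary. This settles $S_n$.

**Proposition 4.** For odd $n\ge5$, $S_n$ is not a polynomial.

*Proof.* Write $n=2k+1$, $m=k+1$ (the central index), $f=S_n$. Let $P$ be the polytope of real nonnegative symmetric magic squares with line sum $1$, and $d=\dim P$. Since $P$ contains the positive point $J/n$, it is full-dimensional in the affine space given by the $n+2$ equations (rows, two diagonals) on $\frac{n(n+1)}2$ variables, so $d\ge\frac{n(n+1)}2-n-2\ge8$.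

**Step 1: the central entry has the parity of $t$.** The antidiagonal sum is $x_{mm}+2\sum_{i<m}x_{ii'}=t$, so $x_{mm}\equiv t\pmod2$ for integral squares.

**Step 2: $F_c=P\cap\{x_{mm}=0\}$ is a facet.** We need a square that vanishes only at the center. Let $D$ be the symmetric matrix with $D_{mm}=-1$, $D_{mi}=D_{im}=\frac1{2k}$ for $i\ne m$, $\frac1{2k}$ on the other cells of the two diagonals, and $-\frac3{4k(k-1)}$ elsewhere. Row $m$ sums to $-1+2k\cdot\frac1{2k}=0$. Row $i\ne m$ contains three cells with $\frac1{2k}$ (column $m$ and two diagonal cells) and $2k-2$ others: $\frac3{2k}-(2k-2)\frac3{4k(k-1)}=0$. Each diagonal sums to $-1+2k\cdot\frac1{2k}=0$. Since $k\ge2$, $\frac3{4k(k-1)}\le\frac38<1$. So $J+D$ has all line sums $n$, center $0$ and all other entries positive. Near $(J+D)/n$, the set $P$ is cut out of its affine span by $x_{mm}\ge0$ alone, and $x_{mm}$ is not constant on $P$ (it is $\frac1n$ at $J/n$). So $\dim F_c=d-1$.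

**Step 3: lattice points in dilated facets.** For a facet $F$ let $N_F(t)$ be the number of integral points of $tF$. The integral points of $t\operatorname{aff}F$ form the empty set or a translate of the fixed lattice $\Gamma_F$ of integral vectors parallel to $F$, which has rank $d-1$. For any translate of $\Gamma_F$ in $t\operatorname{aff}F$, the number of its points in $tF$ differs from $\operatorname{vol}(tF)/\det\Gamma_F$ by at most the normalized volume of a neighborhood of fixed radius of the boundary of $tF$, which is $O(t^{d-2})$ uniformly in the translate. With $V_F=\operatorname{vol}(F)/\det\Gamma_F>0$ we get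
$$N_F(t)=0\quad\text{or}\quad N_F(t)=V_Ft^{d-1}+O(t^{d-2}).$$
Choose $\tau\ge 1$ such that $\tau P$ has integral vertices. For $t\in\tau\mathbb N$, $t\operatorname{aff}F$ contains integral points, so the second alternative holds.

**Step 4: boundary points.** $P$ is cut out of its affine span by the inequalities $x_e\ge0$, and each $x_e$ is positive at $J/n$. So the relative interior of $tP$ consists of the points with all entries positive. Subtracting $J$, we see that it contains $f(t-n)$ integral points for $t\ge n$. So $B(t)=f(t)-f(t-n)$ counts integral boundary points. The boundary is the union of the facets, and two facets meet in dimension $\le d-2$, so $B(t)=\sum_FN_F(t)+O(t^{d-2})$.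

**Step 5: two different growth rates.** For $t\in\tau\mathbb N$, $B(t)=\sum_FV_Ft^{d-1}+O(t^{d-2})$. For odd $t$, Step 1 gives $N_{F_c}(t)=0$, so $B(t)\le\sum_{F\ne F_c}V_Ft^{d-1}+O(t^{d-2})$. If $f$ were a polynomial, $B$ would agree with a polynomial for $t\ge n$; by the first statement $B(t)/t^{d-1}\to\sum_FV_F$, and by the second its upper limit along odd $t$ is at most $\sum_FV_F-V_{F_c}$. Contradiction. $\square$

This does not carry over to $P_n$, $n$ odd. For every cell $e$ one of the two squares $[i=j]$ and $[i=j+1]$ of line sum $1$ vanishes at $e$, so $x_e=0$ never forces $t$ to be even. But vanishing on more cells can. Take row $0$, column $0$ and a diagonal $k\ne0$. Suppose $X$ is an integral pandiagonal square whose only nonzero cells on these three lines are the three intersection cells. The three line sums add up to $3t$, and every nonzero cell on them is counted twice, so $3t$ is even and $t$ is even. The set of such $X$ is a face of high codimension. We need a tool that detects such faces, and that makes sure that their contributions do not cancel.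

## 5. Words, phases and even faces

**Setup.** $E$ is the set of cells, $L$ the set of lines (for $M_n$ or $P_n$; each line has $n$ cells), and $A:\mathbb Z^E\to\mathbb Z^L$ the map that sends $X$ to its line sums. Let
$$\Lambda=\{X\in\mathbb Z^E:\text{all line sums are equal}\},\quad t(X)=\text{the common value},\quad C=\Lambda_{\mathbb R}\cap\mathbb R^E_{\ge0},$$
where $\Lambda_{\mathbb R}$ is the real span of $\Lambda$, i.e. the space of real $X$ with equal line sums. $C$ is a pointed rational cone. It is full-dimensional in $\Lambda_{\mathbb R}$ because it contains $J$, and $t>0$ on $C\setminus0$. Let $f(t)$ be the number of $X\in C\cap\Lambda$ with $t(X)=t$; this is $M_n$ or $P_n$. We assume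

(H) there is $X^0\in\Lambda$ with $t(X^0)=1$.

By Lemma 3, (H) holds for $M_n$, $n\ge5$, and for $P_n$, $n$ odd.

**Recalled facts.** A face of $C$ is a set $\{X\in C:X_e=0\text{ for }e\in Z\}$, $Z\subset E$; we use only nonzero faces. If $X,Y\in C$ and $X+Y\in F$ then $X,Y\in F$. For a face $F$ let $\operatorname{supp}F$ be the set of cells where some point of $F$ is positive. The relative interior $\operatorname{relint}F$ is the set of points of $F$ positive on all of $\operatorname{supp}F$; it contains lattice points, and every nonzero point of $C$ lies in $\operatorname{relint}F$ for exactly one $F$. Put $Z_F=E\setminus\operatorname{supp}F$, $\Lambda_F=\Lambda\cap\operatorname{span}F$, $\operatorname{codim}F=\dim C-\dim F$. Then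
$$\operatorname{span}F=\{X\in\Lambda_{\mathbb R}:X|_{Z_F}=0\}.\tag{2}$$
Indeed, for $X$ in the right side and $x\in\operatorname{relint}F$, $x+\varepsilon X\in F$ for small $\varepsilon>0$. In particular $C\cap\operatorname{span}F=F$. On the group side: characters of a subgroup of a finitely generated abelian group, with values in $U(1)=\{z\in\mathbb C:|z|=1\}$, extend to the whole group, since $U(1)$ is divisible; and the character group of a finitely generated abelian group of rank $r$ is a compact abelian Lie group of dimension $r$.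

**Definition 6 (even face).** A face $F$ is even if $t$ is even on $\Lambda_F$. Faces of even faces are even. By (H), $C$ itself is not even. Examples: for $P_3$, Section 2 identifies $C$ with $\mathbb R^3_{\ge0}$ and $\Lambda$ with $\mathbb Z^3$, and $t$ is the sum of coordinates; every nonzero face contains a coordinate vector, where $t=1$, so there are no even faces. The computation at the end of Section 4 used only integrality, so for $n$ odd any nonzero face of the cone of $P_n$ whose support meets the three lines only in their intersection cells is even.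

**Definition 7 (words).** Let $W\subset U(1)^E$ be the group of characters of $\mathbb Z^E$ trivial on $\ker_{\mathbb Z}A$. Its elements $c=(c_e)$ are called words. A character trivial on $\ker A$ is a character of $A(\mathbb Z^E)\subset\mathbb Z^L$, and it extends to $\mathbb Z^L$. So words are exactly the
$$c_e=\prod_{\ell\ni e}g_\ell,\qquad g\in U(1)^L .\tag{3}$$
The phase of $c$ is $\pi(c)=\prod_ec_e^{X^0_e}=\prod_\ell g_\ell$. For $X\in\Lambda$, $X-t(X)X^0\in\ker A$, so
$$\prod_ec_e^{X_e}=\pi(c)^{t(X)}\qquad(X\in\Lambda).\tag{4}$$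
In particular $\pi$ does not depend on the choice of $X^0$. Put $Z(c)=\{e:c_e\ne1\}$, $I(c)=E\setminus Z(c)$, $V(c)=|Z(c)|$, and say that $c$ is trivial at $e$ if $c_e=1$. The word is feasible if some $0\ne X\in C$ is supported in $I(c)$; we then scale $X$ to line sum $1$.

Example: for $P_n$, give row $0$, column $0$ and diagonal $k\ne0$ the value $-1$ and all other lines the value $1$. Then $c_e=-1$ on the cells on exactly one of these lines, $c_e=1$ elsewhere, and $\pi(c)=(-1)^3=-1$. Formula (4) for $X$ supported in $I(c)$ reads $1=(-1)^{t(X)}$, the evenness found by hand. Second example: giving a single line the value $-1$ yields a word that is infeasible, because a square of line sum $1$ would vanish on that whole line.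

For a face $F$ let $H_F=\{c\in W:c_e=1\text{ for }e\in\operatorname{supp}F\}$. Its elements are feasible. The next lemma translates between even faces and words.

**Lemma 5.** (a) $F$ is even if and only if some $c\in H_F$ has $\pi(c)=-1$. (b) $\dim H_F=|Z_F|-\operatorname{codim}F$, and $\pi=1$ on the identity component $H_F^0$. (c) Let $F$ be even and $\mu=\dim H_F$. There is $c\in H_F$ of finite order with $\pi(c)=-1$ and $V(c)\le\operatorname{codim}F$. If $\mu\ge1$ there is also $c\in H_F$ with $\pi(c)=-1$, $V(c)\le\operatorname{codim}F+1$ and not all $c_e\in\{\pm1\}$.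

*Proof.* (a) If such a $c$ exists and $X\in\Lambda_F$, then $X$ is supported in $\operatorname{supp}F$, and (4) gives $1=(-1)^{t(X)}$. Conversely let $F$ be even. On $\Lambda+\mathbb Z^{\operatorname{supp}F}$ define a character as $(-1)^t$ on $\Lambda$ and $1$ on $\mathbb Z^{\operatorname{supp}F}$. It is well defined because $\Lambda\cap\mathbb Z^{\operatorname{supp}F}=\Lambda_F$ by (2), and $t$ is even there. Extend it to $\mathbb Z^E$. It is trivial on $\ker A$, where $t=0$, and on $\operatorname{supp}F$, and its phase is $(-1)^{t(X^0)}=-1$.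

(b) $H_F$ is the character group of $\mathbb Z^E/(\ker_{\mathbb Z}A+\mathbb Z^{\operatorname{supp}F})$, whose rank is $|Z_F|-\operatorname{rank}\operatorname{pr}_{Z_F}(\ker A)$. Let $0\ne Y\in F$. For $X\in\Lambda_{\mathbb R}$ the vector $X-\frac{t(X)}{t(Y)}Y$ lies in $\ker A_{\mathbb R}$ and has the same projection to $Z_F$ as $X$. So $\operatorname{pr}_{Z_F}(\ker A_{\mathbb R})=\operatorname{pr}_{Z_F}(\Lambda_{\mathbb R})$, which by (2) has dimension $\dim C-\dim F$. Next, if $X\in F\cap\Lambda$ has $t(X)=N>0$, then (4) gives $\pi^N=1$ on $H_F$. So the continuous character $\pi$ has finitely many values on $H_F$ and equals $1$ on the connected group $H^0_F$.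

(c) Start with $c\in H_F$, $\pi(c)=-1$, and $S=\operatorname{supp}F$; let $H_S=\{c'\in W:c'|_S=1\}$. While $\dim H_S>0$, some coordinate $e$ is nontrivial on the torus $H_S^0$, hence maps it onto $U(1)$. Multiply $c$ by an element of $H_S^0\subset H_F^0$ to get $c_e=1$, and add $e$ to $S$. The new $H_S$ is the kernel of the coordinate $e$ on the old one, so the dimension drops by $1$; by (b) the phase stays $-1$. After $\mu$ steps $H_S$ is finite and contains $c$, so $c$ has finite order, and $V(c)\le|Z_F|-\mu=\operatorname{codim}F$. If we stop after $\mu-1$ steps, $\dim H_S=1$. All elements of $cH_S^0$ have phase $-1$ and $V\le|Z_F|-(\mu-1)=\operatorname{codim}F+1$, and since some coordinate takes all values of $U(1)$ on $cH_S^0$, some of them are not $\pm1$-valued. $\square$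

## 6. The pole of the generating function at $x=-1$

For a polynomial $f$, $\sum f(t)x^t$ has no pole at $x=-1$. We show that even faces produce such a pole, under two conditions which keep their contributions positive.

**Proposition 6.** Assume (H) and that even faces exist; let $D$ be their maximal dimension. Suppose every even face $F$ with $\dim F=D$ satisfies

(S) $|Z_F|=\operatorname{codim}F$, and

(R) every $c\in H_F$ with $\pi(c)=-1$ has all $c_e\in\{\pm1\}$.

Then $\lim_{s\to0+}s^D\sum_t(-1)^tf(t)e^{-st}$ exists and is positive. In particular $f$ is not a polynomial.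

*Proof.* **Step 1: the limit being positive rules out polynomials.** Faces are nonzero, so $D\ge1$. If $f$ is a polynomial, write it as a combination of the $\binom{t+k}k$; then $\sum(-1)^tf(t)x^t$ is a combination of powers $(1+x)^{-k-1}$, which is bounded as $x\to1^-$, and the limit would be $0$.

Let $\chi=(-1)^t$ on $\Lambda$. The sum in question is $\sum_{X\in C\cap\Lambda}\chi(X)e^{-st(X)}$.

**Step 2: cut $C$ into simplicial cones adapted to the faces.** For each face $F$ choose $w_F\in\operatorname{relint}F\cap\Lambda$, with $\chi(w_F)=-1$ if $F$ is not even. This is possible: add a vector of $\Lambda_F$ with odd $t$ to a large even multiple of a lattice point of $\operatorname{relint}F$. For even $F$, $\chi(w_F)=1$ automatically. For a chain $F_0<\dots<F_k$ of faces (the last may be $C$) the vectors $w_{F_0},\dots,w_{F_k}$ are linearly independent, since $w_{F_j}\notin F_{j-1}=C\cap\operatorname{span}F_{j-1}$.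

We claim that $C\setminus0$ is the disjoint union, over all nonempty chains, of the relative interiors of the cones generated by $w_{F_0},\dots,w_{F_k}$. Existence: let $X\in\operatorname{relint}F$ and let $a$ be maximal with $X-aw_F\in C$; then $a>0$ because $X\in\operatorname{relint}F$, and $a$ is finite because $t\ge0$ on $C$. The point $X-aw_F$ lies in $F$, and not in $\operatorname{relint}F$ by maximality. So it is $0$ or in the relative interior of a proper face of $F$, and we iterate. Uniqueness: let $X=\sum a_jw_{F_j}$ with all $a_j>0$. Then $X\in\operatorname{relint}F_k$, so $X$ determines $F_k$. Also $X-a_kw_{F_k}$ is $0$ or lies in $F_{k-1}$. If $X-a'w_{F_k}\in C$ for some $a'>a_k$, then this point lies in $F_k$ and $X-a_kw_{F_k}=(X-a'w_{F_k})+(a'-a_k)w_{F_k}$ would be in $\operatorname{relint}F_k$, which is false. So $a_k$ is the maximal coefficient above, and we repeat with $X-a_kw_{F_k}$.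

**Step 3: find the leading terms.** Let $\sigma$ be such a cone, with generators $w$, and $\operatorname{box}=\{\sum a_ww:a_w\in(0,1]\}$. Every point of $\operatorname{relint}\sigma\cap\Lambda$ is uniquely a point of $\operatorname{box}\cap\Lambda$ plus a nonnegative integral combination of the generators, so
$$\sum_{X\in\operatorname{relint}\sigma\cap\Lambda}\chi(X)e^{-st(X)}=\frac{\sum_{p\in\operatorname{box}\cap\Lambda}\chi(p)e^{-st(p)}}{\prod_w\bigl(1-\chi(w)e^{-st(w)}\bigr)} .$$
A factor with $\chi(w)=1$ behaves as $s\,t(w)$ when $s\to0$; a factor with $\chi(w)=-1$ tends to $2$. So the pole order at $s=0$ is at most the number of even members of the chain. Faces of even faces are even, so the even members form an initial segment. Dimensions increase strictly along it from at least $1$, so their number is at most $D$. Equality holds only if they form a full flag $\tau$ (dimensions $1,\dots,D$) ending at an even face $F$ with $\dim F=D$; the rest of the chain is a possibly empty chain $\kappa$ of faces $G\supsetneq F$, all non-even. The point $X=0$ contributes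 $1$, and $s^D\cdot1\to0$. Hence the limit exists and equals
$$\sum_{F}\sum_\tau\frac1{\prod_{w\in\tau}t(w)}\sum_\kappa2^{-|\kappa|}\sum_{p\in\operatorname{box}(\tau\cup\kappa)\cap\Lambda}\chi(p).\tag{5}$$

**Step 4: project along $F$.** Fix $F$ even with $\dim F=D$. Let $r:\Lambda_{\mathbb R}\to\mathbb R^{Z_F}$ be restriction. By (2) its kernel is $\operatorname{span}F$, so its image has dimension $\operatorname{codim}F=|Z_F|$ by (S), and $r$ is onto. Moreover $r(C)=\mathbb R^{Z_F}_{\ge0}$: given $y\ge0$, lift it to $X\in\Lambda_{\mathbb R}$ and add a large multiple of a point of $\operatorname{relint}F$. For $T\subset Z_F$ the same lifting shows that the face $G=\{X\in C:X|_T=0\}$ has image $\{y\ge0:y|_T=0\}$, so $Z_G=T$. Thus the faces $G\supsetneq F$ correspond to the nonzero faces of the orthant, and $r(w_G)$ lies in the relative interior of the corresponding face. Put $L'=r(\Lambda)$, a lattice of finite index $q$ in $\mathbb Z^{Z_F}$. Since $\chi=1$ on $\Lambda_F=\ker(r|_\Lambda)$, it descends to a character $\bar\chi$ of $L'$, with $\bar\chi(r(w_G))=-1$ for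 all $G\supsetneq F$.

Let $\bar p=\sum_{w\in\kappa}a_wr(w)$ be a point of $\operatorname{box}(r(\kappa))\cap L'$. Its lifts in $\Lambda$ of the form $\sum_\kappa a_ww+v$, $v\in\operatorname{span}F$, form a coset of $\Lambda_F$. Since $\tau$ is a basis of $\operatorname{span}F$, each class modulo $\mathbb Z\tau$ has exactly one representative with $v\in\operatorname{box}(\tau)$. So $\bar p$ has exactly $[\Lambda_F:\mathbb Z\tau]$ lifts in $\operatorname{box}(\tau\cup\kappa)\cap\Lambda$, all with the same $\chi$. The limit (5) is therefore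
$$\sum_F\sum_\tau\frac{[\Lambda_F:\mathbb Z\tau]}{\prod_{w\in\tau}t(w)}R_F,\qquad R_F=\sum_\kappa2^{-|\kappa|}\sum_{\bar p\in\operatorname{box}(r(\kappa))\cap L'}\bar\chi(\bar p).$$
The chains $r(\kappa)$ decompose the orthant exactly as in Step 2, with $\kappa=\emptyset$ giving $y=0$. Summing $\bar\chi(y)\rho^{\ell(y)}$, $\ell(y)=\sum_ey_e$, over the pieces as in Step 3, where now all factors $1-\bar\chi(r(w))\rho^{\ell(r(w))}$ tend to $2$, we get
$$R_F=\lim_{\rho\to1^-}\ \sum_{y\in\mathbb R_{\ge0}^{Z_F}\cap L'}\bar\chi(y)\rho^{\ell(y)} .$$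

**Step 5: compute $R_F$.** There are $q$ extensions $\tilde\chi$ of $\bar\chi$ to $\mathbb Z^{Z_F}$, and by orthogonality $\frac1q\sum_{\tilde\chi}\tilde\chi(y)$ equals $\bar\chi(y)$ for $y\in L'$ and $0$ otherwise. So
$$R_F=\lim_{\rho\to1^-}\frac1q\sum_{\tilde\chi}\prod_{e\in Z_F}\frac1{1-\tilde\chi_e\rho}.\tag{6}$$
A priori (6) mixes complex terms; this is where (R) enters. Given $\tilde\chi$, put $c=\tilde\chi$ on $Z_F$ and $c=1$ on $\operatorname{supp}F$. For $X\in\Lambda$, $\prod c_e^{X_e}=\bar\chi(r(X))=(-1)^{t(X)}$. So $c\in H_F$ and $\pi(c)=-1$, and $c_e=\pm1$ by (R). Suppose $c_e=1$ for some $e\in Z_F$. The face $G$ with $Z_G=Z_F\setminus\{e\}$ corresponds to a ray of the orthant, so $\dim G=D+1$; and $c$ is trivial on $\operatorname{supp}G$, so $G$ is even by Lemma 5(a), against the maximality of $D$. Hence $\tilde\chi_e=-1$ for all $e$ is the only extension, $q=1$, and $R_F=2^{-|Z_F|}>0$. All terms of the limit are positive. $\square$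

## 7. Even faces of small codimension for $M_n$

In this section and the next, $n\ge5$ and the lines are those of $M_n$. Writing $u_i$ for the value of row $i$, $w_j^{-1}$ for that of column $j$, and $\alpha,\beta$ for those of the main and the antidiagonal, words are
$$c_{ij}=u_iw_j^{-1}\alpha^{[i=j]}\beta^{[j=i']},\qquad\pi(c)=\prod_iu_i\prod_jw_j^{-1}\,\alpha\beta .$$
Multiplying all $u_i,w_j$ by a common constant does not change $c$. For $n$ odd the central index is $m=\frac{n+1}2$. Put $M_0=5,10,13$ for $n=5,6,7$ and $M_0=3n-6$ for $n\ge8$.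

**Lemma 7.** There is an even face of codimension at most $M_0$.

*Proof.* For each $n$ we give a $\pm1$-valued word $c$ with $\pi(c)=-1$, $V(c)=M_0$, and a point of $C$ of line sum $1$ that is positive exactly on $I(c)$. The face $F$ with support $I(c)$ is then even by Lemma 5(a), and $\operatorname{codim}F\le|Z_F|=M_0$ by Lemma 5(b).

**$n=5$.** Let $A=\{1,5\}$, $B=\{2,4\}$. Put $u=1$ on $A\cup\{3\}$, $u=-1$ on $B$; $w=-1$ on $A\cup\{3\}$, $w=1$ on $B$; $\alpha=\beta=-1$. Then $\pi=(-1)^2(-1)^3=-1$. The cells of $A\times A$ and $B\times B$ all lie on exactly one diagonal and have $u_iw_j=-1$, so they are trivial. $A\times B$, $B\times A$, $B\times\{3\}$, $\{3\}\times B$ are off the diagonals and have $u_iw_j=1$, so they are trivial. The remaining cells $\{3\}\times A$, $A\times\{3\}$, $(3,3)$ have $u_iw_j=-1$ and factor $1$ (at the center $\alpha\beta=1$). So $V=5$. The point: $\frac38$ on $A\times A$; $\frac18$ on $B\times B$, $A\times B$, $B\times A$; $\frac12$ on $\{3\}\times B$ and $B\times\{3\}$. Rows in $A$: $\frac68+\frac28$. Rows in $B$: $\frac28+\frac28+\frac12$.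 Row $3$: $\frac12+\frac12$. Columns are the same by symmetry. Each diagonal: $2\cdot\frac38+2\cdot\frac18+0$. All are $1$.

**$n=6$.** Let $A=\{1,6\}$, $B=\{2,5\}$, $G=\{3,4\}$. Put $u=1$ on $A\cup G$, $-1$ on $B$; $w=-1$ on $A\cup\{4\}$, $1$ on $B\cup\{3\}$; $\alpha=\beta=-1$. Then $\pi=(-1)^2(-1)^3=-1$. The diagonal cells are $A\times A$, $B\times B$, $G\times G$. Nontrivial cells: in $G\times G$ those with $u_iw_j=1$, namely $(3,3),(4,3)$; off the diagonals those with $u_iw_j=-1$, namely $A\times\{4\}$, $B\times\{3\}$, $G\times A$. In $A\times A$ and $B\times B$ all cells are trivial. So $V=2+2+2+4=10$. The point, in units of $\frac1{16}$: $3$ on $A\times A$; $2$ on $B\times B$; $6$ at $(3,4),(4,4)$; $8$ on $A\times\{3\}$; $1$ on $A\times B$; $2$ on $B\times\{4\}$; $5$ on $G\times B$ and $B\times A$. Sums in these units: rows in $A$: $6+2+8$; rows in $B$: $10+4+2$; rows in $G$: $10+6$; columns in $A$: $6+10$; columns in $B$: $2+4+10$; column $3$: $8+8$; column $4$: $4+12$; each diagonal: $6+4+6$. All are $16$.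

**$n=7$.** Let $A=\{1,2,6,7\}$, $B=\{3,5\}$. Put $u=1$ on $A$, $-1$ elsewhere; $w=-1$ on $A$, $1$ elsewhere; $\alpha=\beta=-1$. Then $\pi=(-1)^3(-1)^4=-1$. In $A\times A$ we have $u_iw_j=-1$, so its $8$ diagonal cells are trivial and its $8$ other cells are not. In $B\times B$ (all diagonal cells) $u_iw_j=-1$: trivial. $A\times B$, $B\times A$, $A\times\{4\}$, $\{4\}\times A$ have $u_iw_j=1$: trivial. $\{4\}\times B$, $B\times\{4\}$, $(4,4)$ are nontrivial. So $V=8+2+2+1=13$. The point, in units of $\frac1{16}$: $3$ on the diagonal cells in $A\times A$ and on $A\times B$, $B\times A$; $2$ on $B\times B$; $4$ on $A\times\{4\}$, $\{4\}\times A$. Rows in $A$: $6+6+4$; rows in $B$: $12+4$; row $4$: $16$; columns by symmetry; each diagonal: $12+4$. All are $16$.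

**$n\ge8$.** Put $u_1=-1$, $w_2=-1$, $\alpha=-1$, all other values $1$. Then $\pi=-1$. Row $1$, column $2$ and the main diagonal meet pairwise in the three distinct cells $(1,1),(2,2),(1,2)$, so $Z(c)$ consists of the cells on exactly one of them and $V=3n-6$. In both points below $x_{11}=x_{22}=x_{12}=\frac12$. Let $Q=\{3,\dots,n\}$, $q=n-2$.

First point $X_1$: $x_{21}=\frac14$; $x_{2j}=x_{i1}=b:=\frac1{4q}$ for $i,j\in Q$; $x_{ij}=\frac{1-b}{q-1}$ for $i\ne j$ in $Q$; $0$ elsewhere. Row $1$ and column $2$: $\frac12+\frac12$. Row $2$ and column $1$: $\frac14+\frac12+qb=1$. Rows and columns in $Q$: $b+(1-b)$. Main diagonal: $\frac12+\frac12$. $X_1$ is positive exactly on $I(c)$. Its antidiagonal contains $(1,n)$ and $(n-1,2)$ with value $0$, $(2,n-1)$ and $(n,1)$ with value $b$, and $n-4$ cells of value at most $\frac{1-b}{n-3}$. So the antidiagonal sum is at most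
$$2b+(n-4)\tfrac{1-b}{n-3}=1+b-\tfrac{1-b}{n-3}<1,$$
because $b(n-2)=\frac14<1$.

Second point $X_2$: $x_{21}=\frac12$; $x_{ii'}=1$ for $3\le i\le n-2$, $i\ne i'$; and $x_{n-1,n}=x_{n,n-1}=1$ if $n$ is even, $x_{m,n-1}=x_{n-1,n}=x_{n,m}=1$ if $n$ is odd; $0$ elsewhere. Rows, columns and the main diagonal sum to $1$, the support lies in $I(c)$, and the antidiagonal sum is $n-4$ or $n-5$, at least $4$. So for a suitable $\lambda\in(0,1)$ the point $(1-\lambda)X_1+\lambda X_2$ has antidiagonal sum $1$, and it is positive exactly on $I(c)$. $\square$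

**Proposition 8.** If $c$ is feasible, $\pi(c)=-1$, and $c$ is not $\pm1$-valued, then $V(c)\ge M_0+2$; that is, $V\ge7,12,15$ for $n=5,6,7$ and $V\ge3n-4$ for $n\ge8$.

**Proposition 8 implies that $M_n$ is not a polynomial.** Let $F$ be an even face of maximal dimension; $\operatorname{codim}F\le M_0$ by Lemma 7. If $\dim H_F\ge1$, Lemma 5(c) gives a feasible $c$ with $\pi(c)=-1$, not $\pm1$-valued, with $V(c)\le M_0+1$: contradiction. So $\dim H_F=0$ and (S) holds by Lemma 5(b). If $c\in H_F$ has $\pi(c)=-1$, then $V(c)\le|Z_F|=\operatorname{codim}F\le M_0$, so $c$ is $\pm1$-valued: (R) holds. Apply Proposition 6.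

## 8. Feasible words for $M_n$ that are not $\pm1$-valued

This section proves Proposition 8. Let $c$ be as there, and let $X\ge0$ have line sums $1$ and support in $I(c)$.

**Balance equations.** The purpose is to compare rows and columns carrying the same value. Let $x_s=\#\{i:u_i=s\}$ and $y_s=\#\{j:w_j=s\}$. A trivial cell has $w_j=\varphi u_i$, where $\varphi=1$ off the diagonals, $\varphi=\alpha$ on main non-central cells, $\varphi=\beta$ on antidiagonal non-central cells, $\varphi=\alpha\beta$ at the center ($n$ odd). Let $\mu_s,\nu_s,\omega_s$ be the masses of $X$ on main non-central, antidiagonal non-central and central cells in rows with $u_i=s$, and $\omega=\sum\omega_s$ ($=0$ for $n$ even). Then $\sum\mu_s+\omega=\sum\nu_s+\omega=1$. The mass off the diagonals in rows of value $s$ equals that in columns of value $s$: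
$$x_s-\mu_s-\nu_s-\omega_s=y_s-\mu_{s/\alpha}-\nu_{s/\beta}-\omega_{s/(\alpha\beta)}.\tag{7}$$
Also $\prod u_i\prod w_j^{-1}=\prod_ss^{x_s-y_s}$. If $\alpha=\beta=1$, then (7) gives $x=y$ and $\pi=1$, which is excluded.

### 8.1. Exactly one of $\alpha,\beta$ differs from $1$

By reflection let $\beta=1\ne\alpha$. Let $\tilde\mu_s$ be the mass on the whole main diagonal (center included) in rows of value $s$. Then $\sum\tilde\mu_s=1$ and (7) becomes $x_s-y_s=\tilde\mu_s-\tilde\mu_{s/\alpha}$.

**Step 1: $\alpha=-1$ and $x=y$.** If $\tilde\mu_s=1$ for some $s$, then $x-y$ is $1$ at $s$, $-1$ at $s\alpha$ and $0$ elsewhere, so $\pi=s(s\alpha)^{-1}\alpha=1$: excluded. So all $\tilde\mu_s\in[0,1)$. The integer $\tilde\mu_s-\tilde\mu_{s/\alpha}$ is then $0$: $\tilde\mu$ is constant on $\alpha$-orbits and $x=y$. As $\tilde\mu$ has finite support and is not $0$, $\alpha$ has finite order; and $\pi=\alpha$, so $\alpha=-1$. Choose $s$ with $\tilde\mu_s>0$ and normalize $s=1$. A trivial main cell in a row of value $1$ lies in a column of value $-1$, so $x_1\ge1$ and $x_{-1}=y_{-1}\ge1$.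 Since $c$ is not $\pm1$-valued, there is a third nonempty class.

**Step 2: count.** There are $\sum x_sy_s=\sum x_s^2$ cells with $u_i=w_j$. On the main diagonal, cells with $w_i=u_i$ are nontrivial and cells with $w_i=-u_i$ are trivial; elsewhere trivial means $u_i=w_j$. So
$$V=n^2-\sum x_s^2+e-k,\qquad e=\#\{i:w_i=u_i\},\quad k=\#\{i:w_i=-u_i\}.$$
Let $L=\max x_s$, $z=n-L$.

If $2L\ge n$: there are at least two classes besides the largest, so $z\ge2$ and $\sum x_s^2\le L^2+(z-1)^2+1$. At least $2L-n=n-2z$ indices $i$ have both row and column in the largest class, so $e\ge n-2z$. If $w_i=-u_i$ then row $i$ or column $i$ is not in the largest class, so $k\le2z$. Hence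
$$V\ge n^2-(n-z)^2-(z-1)^2-1+n-4z=2nz-2z^2-2z-2+n,$$
concave in $z\in[2,n/2]$. At $z=2$ it is $5n-14\ge3n-4$. At $z=n/2$ it is $n^2/2-2$, which is $\ge3n-4$ for $n\ge6$ because $n^2-6n+4\ge0$ there. For $n=5$ only $z=2$ occurs.

If $2L<n$: $\sum x_s^2\le nL\le\frac{n(n-1)}2$, $e\ge0$, $k\le n$, so $V\ge\frac{n(n-1)}2$. This is $\ge3n-4$ for $n\ge6$ (as $n^2-7n+8\ge0$), and it is $10$ for $n=5$.

Since $3n-4=11,14,17$ for $n=5,6,7$, all required bounds hold.

### 8.2. Both $\alpha\ne1$ and $\beta\ne1$: general bounds

**Step (B0): $\omega<1$.** This makes sure that both diagonals carry mass off the center. If $\omega=1$, then $\mu=\nu=0$ and the center is trivial, $w_m=\alpha\beta u_m$; by (7), $\prod_ss^{x_s-y_s}=u_mw_m^{-1}$, so $\pi=u_mw_m^{-1}\alpha\beta=1$. Excluded. So $\sum\mu_s=\sum\nu_s=1-\omega>0$.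

**Step (B1): at least three distinct values occur among the $u_i,w_j$.** If only one value occurs, no non-central main cell is trivial (it needs $w=\alpha u$), contradicting (B0). Suppose exactly the values $1,r$ occur. By (B0) some pair satisfies $w_j=\alpha u_i$, so $\alpha\in\{r,r^{-1}\}$, likewise $\beta$. If $r=-1$ then $c$ is $\pm1$-valued: excluded. So $r\ne r^{-1}$, and renormalizing (divide by $r$ and rename, if necessary) we may assume $\alpha=r$. A trivial non-central main cell has $w=ru$, so $u=1$, $w=r$ (for $u=r$ we would need $r^2\in\{1,r\}$). Hence $\mu_1=1-\omega$ and the other $\mu_s$ vanish.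

If $\beta=r$, likewise $\nu_1=1-\omega$. If $n$ is odd and the center is trivial, then $w_m/u_m=r^2$ lies in $\{1,r,r^{-1}\}$, so $r^3=1$; then $\pi$ is a power of $r$, a cube root of unity, not $-1$. Otherwise $\omega=0$ and (7) gives $x_1-y_1=2$, $x_r-y_r=-2$, so $\pi=r^{-2}r^2=1$. Excluded.

If $\beta=r^{-1}$, trivial non-central antidiagonal cells have $u=r$, $w=1$, so $\nu_r=1-\omega$; and $\alpha\beta=1$, so the $\omega$-terms in (7) cancel. At $s=1$: $x_1-y_1=\mu_1-\nu_r=0$, and hence $x_r=y_r$. So $\pi=\alpha\beta=1$. Excluded.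

**Step (B2): $|x_s-y_s|\le1$.** By (7), $x_s-y_s$ is a difference of two quantities in $[0,2-\omega]$, because the total diagonal mass is $2(1-\omega)+\omega=2-\omega$. So $|x_s-y_s|\le2$. If $x_s-y_s=2$, then $\omega=0$, $\mu_s=\nu_s=1$, and (7) gives $\pi=s^2(\alpha s)^{-1}(\beta s)^{-1}\alpha\beta=1$. If $x_s-y_s=-2$, then $\omega=0$, $\mu_{s/\alpha}=\nu_{s/\beta}=1$ and $\pi=(s/\alpha)(s/\beta)s^{-2}\alpha\beta=1$. Both are excluded.

**Counting formula.** Let $\mathcal D$ be the set of non-central diagonal cells; $|\mathcal D|=2n$ for $n$ even, $2n-2$ for $n$ odd. We say that the center counts if $n$ is odd and $\alpha\beta\ne1$. Let $N$, respectively $K$, be the number of cells of $\mathcal D$, together with the center if it counts, that have $u_i=w_j$, respectively are trivial. Off these cells trivial means $u_i=w_j$, so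
$$V=\mathcal E+N-K,\qquad\mathcal E=n^2-\sum_sx_sy_s.\tag{8}$$
A cell counted in $N$ is not counted in $K$. Normalize so that $x_s+y_s$ is maximal at $s=1$, and put $p=n-x_1$, $q=n-y_1$, $\sigma=p+q$. By (B1), $\sigma\ge2$; by (B2), $|p-q|\le1$; so $\min(p,q)\ge1$. Put $\Sigma_o=\sum_{s\ne1}x_sy_s$.

**Step (E): $\Sigma_o\le pq-\min(p,q)$, so $\mathcal E=n\sigma-pq-\Sigma_o\ge n\sigma-2pq+\min(p,q)$.** At least two values $s\ne1$ occur. If one of them has $x_s=0$, the other classes have total $y$ at most $q-1$ and $\Sigma_o\le p(q-1)$. If one has $y_s=0$, $\Sigma_o\le(p-1)q$. Otherwise every such $y_s$ is less than $q$, and $pq-\Sigma_o=\sum_{s\ne1}x_s(q-y_s)\ge p$.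

**Step (N1): $N-K\ge2n-2-4\sigma$ for $n$ odd, $\ge2n-4\sigma$ for $n$ even.** Call the $\sigma$ rows and columns with value $\ne1$ deviating. Cells of $\mathcal D$ on no deviating line have $u=w=1$ and count in $N$; trivial ones lie on deviating lines; each row or column has at most two cells of $\mathcal D$. So at most $2\sigma$ cells of $\mathcal D$ lie on deviating lines, and the $\mathcal D$-part of $N-K$ is at least $|\mathcal D|-4\sigma$. If the center counts and is on no deviating line, it adds $+1$. If it counts and lies on a deviating line, that line contains no cell of $\mathcal D$, which improves the bound by $4$, and the center contributes at least $-1$.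

**Step (N2): $N-K\ge-(2n-1)$ for $n$ odd, $\ge-2n$ for $n$ even**, since there are only that many cells in question.

With $h=(n-4)\sigma-2pq+\min(p,q)$, (E) and (N1) give
$$V\ge h+2n-2\ (n\text{ odd}),\qquad V\ge h+2n\ (n\text{ even}).\tag{9}$$
As $h$ depends only on $\{p,q\}$, write $q=\min(p,q)$ when evaluating it. Then
$$h=q(2n-7-2q)\ \text{ if }p=q,\qquad h=q(2n-9-2q)+n-4\ \text{ if }p=q+1,\tag{10}$$
and both are concave in $q$. For $\sigma$ large we use $m_s:=x_s+y_s\le m_1=2n-\sigma$, $\sum_sm_s=2n$ and $x_sy_s\le\lfloor m_s^2/4\rfloor$.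

### 8.3. $n\ge8$

By (9) it suffices that $h\ge n-2$ for $n$ odd and $h\ge n-4$ for $n$ even. Let $\sigma\le n$; by concavity we check the ends of the range of $q$. For $p=q$: at $q=1$, $2n-9\ge n-2$; at $q=\frac n2$ ($n$ even), $\frac n2(n-7)\ge n-4$ because $n^2-9n+8\ge0$; at $q=\frac{n-1}2$ ($n$ odd), $\frac{n-1}2(n-6)\ge n-2$ because $n^2-9n+10\ge0$ for $n\ge9$. For $p=q+1$: at $q=1$, $3n-15\ge n-2$; at $q=\frac{n-1}2$ ($n$ odd), $\frac{(n-1)(n-8)}2+n-4\ge n-2$ because $(n-1)(n-8)\ge4$ for $n\ge 9$; at $q=\frac{n-2}2$ ($n$ even), $\frac{(n-2)(n-7)}2+n-4\ge n-4$.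

If $\sigma>n$, all $m_s\le n-1$, so $\sum x_sy_s\le\frac14\sum m_s^2\le\frac{(n-1)2n}4=\frac{n(n-1)}2$. By (N2), $V\ge n^2-\frac{n(n-1)}2-2n=\frac{n(n-3)}2\ge3n-4$, as $n^2-9n+8\ge0$.

### 8.4. $n=7$

We need $15$, and $V\ge h+12$. For $\sigma\le7$ and $p=q=1,2,3$: $h=5,6,3$. For $p=q+1$, $q=1,2$: $h=6,5$. For $\{p,q\}=\{4,3\}$: $\mathcal E\ge49-24+3=28$ and (N2) gives $V\ge28-13=15$. For $\sigma>7$: $m_s\le6$, $\sum x_sy_s\le\frac{6\cdot14}4=21$, and $V\ge28-13=15$.

### 8.5. $n=6$

We need $12$; $V\ge h+12$; and $K\le12$. For $p=q=1,2$: $h=3,2$. For $p=q+1$, $q=1,2$: $h=3,0$. There remain $p=q=3$ and $\sigma>6$.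

**$p=q=3$.** Here $x_1=y_1=3$, $\mathcal E=27-\Sigma_o$ and $\Sigma_o\le6$ by (E). We need $K-N\le15-\Sigma_o$. Let $K_{\rm main}$ and $K_{\rm anti}$ be the parts of $K$ on the two diagonals. A trivial main cell in a row of value $s$ is in a column of value $\alpha s$, so $K_{\rm main}\le\sum_s\min(x_s,y_{\alpha s})$; similarly for $K_{\rm anti}$ with $\beta$. The classes $s\ne1$ have total $x$ equal to $3$, total $y$ equal to $3$, and $|x_s-y_s|\le1$.

If $\Sigma_o\le3$, $K\le12$ suffices. If $\Sigma_o=4$, the bound fails only if $K=12$, $N=0$. Then all main cells are trivial, so $y_{\alpha s}=x_s$ for all $s$ and $y_\alpha=x_1=3$; the only column values are $1$ and $\alpha$, and $\Sigma_o=3x_\alpha\ne4$.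

Now let $\Sigma_o\ge5$, and list the nonzero $x_s$, $s\ne1$. If they are $(3)$, that class has $y\in\{2,3\}$; $y=3$ leaves only two values, against (B1), so the classes $(x,y)$ are $(3,2),(0,1)$ and $\Sigma_o=6$. If they are $(2,1)$ with corresponding $y,y'$, then $y+y'\le3$ and $2y+y'\in\{5,6\}$ give $(y,y')=(2,1)$ with $\Sigma_o=5$, or $(3,0)$ with $\Sigma_o=6$. If they are $(1,1,1)$, $\Sigma_o\le3$.

If $\Sigma_o=5$, the classes are $(2,2),(1,1)$, and we need $K-N\le10$. As $\alpha\ne1$, rows of value $1$ contribute at most $\max_{s\ne1}y_s=2$ to $K_{\rm main}$, so $K_{\rm main}\le2+2+1=5$. Likewise $K_{\rm anti}\le5$, so $K\le10$.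

If $\Sigma_o=6$, the classes are $r:(3,2)$, $r':(0,1)$, or the transpose $(2,3),(1,0)$; we need $K-N\le9$. In the first case rows of value $1$ contribute at most $2$ to $K_{\rm main}$, with equality only if $\alpha=r$. Rows of value $r$ contribute at most $3$ if $\alpha r=1$, and at most $1$ otherwise (then $\alpha r$ is $r'$ or no column value, as $\alpha r\ne r$). So $K_{\rm main}\le5$, with equality only if $\alpha=r=r^{-1}=-1$. The same holds for $\beta$. So $K\le10$, and $K=10$ forces $\alpha=\beta=r=-1$. But then the column of value $r'\ne\pm1$ has no trivial cell, since row values and factors are $\pm1$: infeasible. So $K\le9$. The second case is the transpose of the first.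

**$\sigma>6$.** All $m_s\le5$, $\sum m_s=12$, and $\lfloor m^2/4\rfloor=0,1,2,4,6$ for $m=1,\dots,5$. If no $m_s$ is $5$, $\sum x_sy_s\le\sum m_s=12$. If exactly one is $5$, the remaining $7$ is in parts $\le4$, which give at most $4+2$, so the sum is $\le12$. If two are $5$, the rest is $2$, and the sum is at most $13$, with equality only for $m=(5,5,2)$ and, since the $x_s$ sum to $6$, classes $a:(3,2)$, $b:(2,3)$, $g:(1,1)$. If $\sum x_sy_s\le12$, then $V\ge24-12=12$ by (N2). In the exceptional case $\mathcal E=23$, and $V\le11$ forces $K=12$. Then all main cells are trivial, $y_{\alpha s}=x_s$ for all $s$; the unique class with $x=1$ and the unique class with $y=1$ are both $g$, so $\alpha g=g$, $\alpha=1$: contradiction.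

### 8.6. $n=5$

We need $7$, and $V\ge h+8$. For $(p,q)=(1,1)$, $h=1$; for $\{2,1\}$, $h=0$. There remain $(2,2)$, $\{3,2\}$ and $\sigma>5$.

**$(p,q)=(2,2)$.** $\mathcal E\ge20-8+2=14$, so we need $K-N\le7$. Here $x_1=y_1=3$, so in each diagonal at least $3+3-5=1$ of the five cells has $u=w=1$. If the center is not such a cell, $N\ge2$, and at most nine cells are in question, so $K\le7$. If the center is such a cell and $\alpha\beta\ne1$, the center counts, $N\ge1$, $K\le8$. If it is such a cell and $\alpha\beta=1$, the center does not count, and $K-N=8$ would need all $8$ cells of $\mathcal D$ to be trivial; suppose so. The central row and column have value $1$, so exactly two non-central rows and two non-central columns have value $1$. A non-central row $i$ of value $1$ forces $w_i=\alpha$, $w_{i'}=\beta$, both $\ne1$. Only two columns deviate, so the other such row must be $i'$, and it forces $w_{i'}=\alpha$, $w_i=\beta$. So $\alpha=\beta$, $\alpha^2=\alpha\beta=1$, $\alpha=-1$. For the remaining pair $l,l'$ of rows, $w_l=w_{l'}=1$, so $u_l=u_{l'}=\alpha^{-1}=-1$.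 Only the values $\pm1$ occur, against (B1).

**$\{p,q\}=\{3,2\}$.** By transposition let $x_1=2$, $y_1=3$. $\mathcal E\ge25-12+2=15$ and $K\le9$, so $V\ge7$ unless $\mathcal E=15$ and $K=9$. Suppose this. Then the center counts, so $\alpha\beta\ne1$, and all nine diagonal cells are trivial. $\mathcal E=25-6-\Sigma_o=15$ means $\Sigma_o=4$. The other $y_s$ are $(2)$ or $(1,1)$. With $(1,1)$, $\Sigma_o\le3$. With $(2)$, that class has $x=2$. So the classes are $1:(2,3)$, $r:(2,2)$, $r':(1,0)$. For non-central $i$, triviality on the four cells of $\{i,i'\}^2$ gives $w_i=\alpha u_i=\beta u_{i'}$ and $w_{i'}=\alpha u_{i'}=\beta u_i$, so $\alpha^2=\beta^2$.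

If $\alpha=\beta$: $u_i=u_{i'}$ and $w_i=w_{i'}$. By parity the central row has value $r'$ and the central column has value $1$. The two non-central row pairs are $\{1,1\},\{r,r\}$, and so are the two non-central column pairs, which also equal $\{\alpha,\alpha\},\{\alpha r,\alpha r\}$. As $\alpha\ne1$, $\alpha=r$ and $r^2=1$, so $\alpha\beta=1$: contradiction.

If $\beta=-\alpha$: $u_{i'}=-u_i$, so the multiset of non-central row values is invariant under negation. If the central row had value $1$, the multiset would be $\{1,r,r,r'\}$ and would contain $-r$ twice: impossible. If it had value $r$, it would be $\{1,1,r,r'\}$ and would contain $-1$ twice: impossible. So the central row has value $r'$, the multiset is $\{1,1,r,r\}$, and $r=-1$. The non-central columns have values $\pm\alpha$, which must be $\pm1$. So $\alpha$ or $\beta=-\alpha$ is $1$: contradiction.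

**$\sigma>5$.** $m_s\le4$ with $\sum m_s=10$, so $\sum x_sy_s\le4+4+1=9$, $\mathcal E\ge16$ and $V\ge16-9=7$.

This proves Proposition 8. Hence $M_n$ is not a polynomial for $n\ge5$.

## 9. $P_5$ and $P_7$: counting invariant squares modulo $3$

For these two orders we reduce modulo $3$ and use symmetry.

**Proposition 9.** $P_5$ and $P_7$ are not polynomials.

**The criterion modulo $3$.** If $f$ is an integer-valued polynomial, $f=\sum a_k\binom tk$ with $a_k\in\mathbb Z$, then $\sum f(t)x^t=\sum a_kx^k(1-x)^{-k-1}$. Its reduction modulo $3$ lies in $\mathcal T=\mathbb F_3[x,(1-x)^{-1}]$; call such series tame. As $-1\ne1$ in $\mathbb F_3$, a tame series has no pole at $x=-1$. In $\mathbb F_3[x]$ we have $1-x^3=(1-x)^3$ and $1-x^9=(1-x)^9$, so a series with integral numerator and denominator a product of powers of $1-x$, $1-x^3$, $1-x^9$ is tame modulo $3$.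

**Symmetry.** Write cells as triples $(i,j,\ell)$ with $i+j+\ell=0$ in $\mathbb Z_n$. The lines are $i=$ const, $j=$ const, $\ell=$ const. The rotation $\rho(i,j,\ell)=(j,\ell,i)$ and multiplication by units of $\mathbb Z_n$ permute cells and lines. If a group $G$ of such symmetries has order a power of $3$, non-fixed squares fall into orbits of size divisible by $3$, so $P_n(t)\equiv P_n^G(t)\pmod3$, where $P_n^G(t)$ counts $G$-invariant squares.

**An auxiliary function.** Let $\Psi(T)=\sum(A+1)(B+1)$ over $p,q\ge0$ with $A=T-2p-q\ge0$, $B=T-p-2q\ge0$. The summands with $p\ge q$, $p=q+k$, have $T=A+3q+2k$ and $B=A+k$, so only $A\ge0$ is needed. By the symmetry $p\leftrightarrow q$, $\Psi=2\Psi_1-\Psi_0$, where $\Psi_1,\Psi_0$ are the parts $p\ge q$ and $p=q$. Writing hats for generating functions and using $\sum(A+1)^2x^A=\frac{1+x}{(1-x)^3}$ and $\sum kx^{2k}=\frac{x^2}{(1-x^2)^2}$,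
$$\hat\Psi_0=\sum_{A,q\ge0}(A+1)^2x^{A+3q}=\frac{1+x}{(1-x)^3(1-x^3)},$$
$$\hat\Psi_1=\sum_{A,q,k\ge0}(A+1)(A+1+k)x^{A+3q+2k}=\frac1{1-x^3}\Bigl[\frac1{(1-x)^4}+\frac{x^2}{(1-x)^2(1-x^2)^2}\Bigr],$$
where the first bracket term is $\frac{1+x}{(1-x)^3}\cdot\frac1{1-x^2}$. So modulo $3$, $\hat\Psi$ is tame plus $\frac{2x^2}{(1-x)^7(1+x)^2}$. It has a pole of order $2$ at $x=-1$.

**Order $5$.** Take $G=\langle\rho\rangle$, of order $3$. The invariant squares have the following variables: $o$ at $(0,0,0)$; $a,a'$ on the orbits of $(0,1,4),(0,4,1)$, with $A=a+a'$; $b,b'$ on those of $(0,2,3),(0,3,2)$, with $B=b+b'$; $p_1,p_2,p_3,p_4$ on those of $(1,1,3),(2,2,1),(3,3,4),(4,4,2)$. These are $1+8\cdot3=25$ cells. Row $0$ consists of $(0,0,0)$ and the four cells $(0,1,4),(0,4,1),(0,2,3),(0,3,2)$. Row $1$ consists of $(1,0,4),(1,4,0)$, in the orbits of $(0,4,1)$ and $(0,1,4)$, of $(1,1,3),(1,3,1)$, and of $(1,2,2)$, in the orbit of $(2,2,1)$. Likewise for rows $2,3,4$: row $2$ has $(2,0,3),(2,3,0)$; $(2,2,1),(2,1,2)$; $(2,4,4)$. Row $3$ has $(3,0,2),(3,2,0)$; $(3,3,4),(3,4,3)$;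 $(3,1,1)$. Row $4$ has $(4,0,1),(4,1,0)$; $(4,4,2),(4,2,4)$; $(4,3,3)$. The equations for rows $0,\dots,4$ are
$$o+A+B=t,\quad A+2p_1+p_2=t,\quad B+2p_2+p_4=t,\quad B+2p_3+p_1=t,\quad A+2p_4+p_3=t,$$
and columns and diagonals give the same equations by $\rho$. The second and fifth give $p_2-p_3=2(p_4-p_1)$; the third and fourth give $2(p_2-p_3)=p_1-p_4$. So $5(p_4-p_1)=0$, whence $p_1=p_4=:p$, $p_2=p_3=:q$, $A=t-2p-q$, $B=t-p-2q$, $o=3p+3q-t$. Given $A$ there are $A+1$ choices of $(a,a')$, and similarly for $B$. Therefore
$$P_5^G(t)=\Psi(t)-\Theta(t),\qquad\Theta(t)=\sum_{p,q\ge0,\ 3(p+q)<t}(A+1)(B+1);$$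
in $\Theta$, $A=t-2p-q>p+2q\ge0$ and likewise $B>0$ automatically. With $t=3p+3q+r$, $r\ge1$, we have $A=p+2q+r$, $B=2p+q+r$. So $\hat\Theta$ has integral numerator and denominators only powers of $1-x$ and $1-x^3$: tame modulo $3$. Hence $\sum P_5(t)x^t$ modulo $3$ has a pole at $x=-1$, and $P_5$ is not a polynomial.

**Order $7$.** Take $G=\langle\rho,\cdot2\rangle$. Multiplication by $2$ has order $3$ on $\mathbb Z_7$, commutes with $\rho$, and is not a power of $\rho$, so $|G|=9$. The orbits of cells are: $(0,0,0)$, value $o$; the orbits of $(0,1,6)$ and $(0,6,1)$, of size $9$, values $e_1,e_2$, with $e=e_1+e_2$; the orbit of $(1,1,5)$, containing also $(2,2,3)$ and $(4,4,6)$, of size $9$, value $p$; the orbit of $(3,3,1)$, containing also $(6,6,2)$ and $(5,5,4)$, of size $9$, value $q$; the orbits of $(1,2,4)$ and $(1,4,2)$, of size $3$ (multiplication by $2$ acts as a rotation), with sum of values $W$; and those of $(6,5,3)$ and $(6,3,5)$, of size $3$, with sum of values $W'$. In total $1+36+12=49$. Row $0$ gives $o+3e=t$. Row $1$, with cells $(1,0,6),(1,6,0),(1,1,5),(1,5,1),(1,3,3),(1,2,4),(1,4,2)$,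 gives $e+2p+q+W=t$; rows $2$ and $4$ give the same by multiplication by $2$. Row $6$, with cells $(6,0,1),(6,1,0),(6,6,2),(6,2,6),(6,4,4),(6,5,3),(6,3,5)$, gives $e+2q+p+W'=t$; so do rows $5$ and $3$. With $T=t-e$ the sum over $p,q$ and the splittings of $W,W'$ is $\Psi(T)$. Hence
$$P_7^G(t)=\sum_{0\le3e\le t}(e+1)\Psi(t-e)=\sum_{0\le e\le t}(e+1)\Psi(t-e)-\sum_{e\le t<3e}(e+1)\Psi(t-e).$$
The first sum has generating function $\hat\Psi/(1-x)^2$, with a pole of order $2$ at $x=-1$ modulo $3$. It remains to see that the second is tame. Put $T=t-e$; the condition is $T\ge0$, $2e>T$. Expand $\Psi=2\Psi_1-\Psi_0$ with $T=A+3q+2k$ ($k=0$ for $\Psi_0$), and put $e=e'+k$. The condition becomes $2e'>A+3q$, and $t=T+e=3k+e'+A+3q$. Write $A=2a+\epsilon$, $q=2y+\eta$ with $\epsilon,\eta\in\{0,1\}$. The condition says $e'=a+3y+\lfloor\frac{\epsilon+3\eta}2\rfloor+1+l$ with $l\ge0$, and so $t=3k+3a+9y+l+\text{const}_{\epsilon,\eta}$, where $k,a,y,l\ge0$ are free. The weights $(e+1)(A+1)(A+k+1)$ are polynomials with integer coefficients in $k,a,y,l$. So the denominators are powers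 of $1-x$, $1-x^3$, $1-x^9$: tame modulo $3$. Hence $P_7$ is not a polynomial. This proves Proposition 9. $\square$

## 10. Triangle faces for $P_n$, $n\ge9$ odd

Let $n\ge9$ be odd. Writing $u_i,v_j,h_s^{-1}$ for the values of row $i$, column $j$, diagonal $s$, words are
$$c_{ij}=u_iv_j/h_{i+j},\qquad\pi(c)=\prod u\prod v\Big/\prod h .$$
Translations of rows and of columns, multiplication by units of $\mathbb Z_n$, and permutations of $(i,j,\ell)$, $\ell=-i-j$, permute cells and lines. They preserve $V$, feasibility, and also $\pi$, since $\pi(c)=\prod c_e^{X_e}$ for any $X\in\Lambda$ of line sum $1$. For a homomorphism $\kappa:\mathbb Z_n\to U(1)$ and constants $a,b\in U(1)$, replacing $(u,v,h)$ by $(a\kappa u,b\kappa v,ab\kappa h)$ does not change $c$; we call this a normalization.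

**Definition 8 (triangle word).** For three non-concurrent lines, one of each family, the triangle word is $-1$ on the cells on exactly one of the three lines and $1$ elsewhere. It comes from giving the three lines the value $-1$, so $\pi=-1$; each line contains two of the three corners (pairwise intersections), so $V=3(n-2)=3n-6$. This is the first example after Definition 7.

**Lemma 10.** Let $n\ge9$ be odd and let $c$ be a triangle word. (a) Some $X\in C$ has support exactly $I(c)$. (b) The only words trivial on $I(c)$ are $1$ and $c$.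

*Proof.* By translation the lines are $i=0$, $j=0$, $s=k$ with $k\ne0$. In this proof put $\ell=k-s$. Cells are triples with $i+j+\ell=k$, and the lines are $i=0$, $j=0$, $\ell=0$; permutations of the three coordinates preserve the situation. $I(c)$ consists of the cells with $i,j,\ell\ne0$ and the three corners, which are the permutations of $(0,0,k)$.

(a) **Step 1: a point that is positive on almost all of $I(c)$.** Put $\frac12$ at the corners, $0$ on the other cells of the three lines, and $\frac1{n-3}(1-\frac12\#)$ elsewhere, where $\#$ is the number of coordinates equal to $k$. Line $i=0$ contains two corners: sum $1$. On line $i\ne0,k$, the cells $(i,0,k-i)$ and $(i,k-i,0)$ carry $0$. On the other $n-2$ cells there is exactly one incidence $j=k$, at $(i,k,-i)$, and one incidence $\ell=k$, at $(i,-i,k)$. The sum is $\frac{n-2-1}{n-3}=1$. Line $i=k$ contains the corner $(k,0,0)$ and the $n-1$ cells $(k,j,-j)$, $j\ne0$, with total $\#$ equal to $(n-1)+1+1$. The sum is $\frac12+\frac1{n-3}\bigl(n-1-\frac{n+1}2\bigr)=1$. By symmetry all line sums are $1$. Since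 $\#=3$ would need $3k=k$, i.e. $2k=0$, we have $\#\le2$ and the point is $\ge0$. On $I(c)$ it vanishes only where $\#=2$, at the three permutations of $(k,k,-k)$.

**Step 2: repair these three cells.** Choose $p\notin\{0,k,-k,-2k,-k/2\}$ and let $D$ be $+1$ at $(i,j)=(k,k),(k-p,k+2p),(k+p,k+p)$, $-1$ at $(k-p,k+p),(k+p,k),(k,k+2p)$, and $0$ elsewhere. Each of the rows $k,k-p,k+p$, columns $k,k+2p,k+p$ and diagonals $2k,2k+p,2k+2p$ contains one $+1$ and one $-1$, so all line sums of $D$ vanish. By the choice of $p$ these rows and columns are nonzero and these diagonals are $\ne k$, so $D$ is supported off the three lines. Its negative cells are the triples $(k-p,k+p,-k)$, $(k+p,k,-k-p)$, $(k,k+2p,-k-2p)$. Being a permutation of $(k,k,-k)$ would require $p=0$ for the first; $\{k+p,-k-p\}=\{k,-k\}$, i.e. $p\in\{0,-2k\}$, for the second; $\{k+2p,-k-2p\}=\{k,-k\}$, i.e. $p\in\{0,-k\}$, for the third. So none of them is, while $(k,k,-k)$ is a positive cell. Hence the sum of $D$ and its two rotations in $(i,j,\ell)$ is at least $1$ at all three permutations of $(k,k,-k)$.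 Adding a small positive multiple of this sum to the point of Step 1 gives a point positive exactly on $I(c)$.

(b) Let $u_iv_j=h_{i+j}$ on $I(c)$.

**Step 1: common ratios.** Fix $\delta\ne0$. For $i\notin\{0,-\delta\}$, $s\notin\{k,k-\delta\}$, $s\ne i$, the cells $(i,s-i)$ and $(i+\delta,s-i)$ lie off the three lines, so $u_{i+\delta}/u_i=h_{s+\delta}/h_s$. The bipartite graph of admissible pairs $(i,s)$ is a complete bipartite graph with sides of size $n-2\ge7$ minus a partial matching, hence connected. So both ratios equal one constant $\kappa_\delta$ for all $i\notin\{0,-\delta\}$ and all $s\notin\{k,k-\delta\}$. Using the cells $(s-j,j),(s-j,j+\delta)$ in the same way, $v_{j+\delta}/v_j$ for $j\notin\{0,-\delta\}$ also equals the ratio of $h$, which is $\kappa_\delta$.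

**Step 2: normalize.** Put $\kappa_0=1$. Choosing $i$ with $i,i+\delta_1,i+\delta_1+\delta_2\ne0$ shows $\kappa_{\delta_1+\delta_2}=\kappa_{\delta_1}\kappa_{\delta_2}$. So $\kappa$ is a homomorphism, $u=a\kappa$ off $0$, $v=b\kappa$ off $0$, $h=d\kappa$ off $k$, and $d=ab$ by any cell off the three lines. After normalization $u_i=1$ for $i\ne0$, $v_j=1$ for $j\ne0$, $h_s=1$ for $s\ne k$. With $s_1=u_0$, $s_2=v_0$, $s_3=h_k^{-1}$, triviality at the corners says $s_1s_2=s_1s_3=s_2s_3=1$. So $s_1=s_2=s_3=\pm1$, which gives the words $1$ and $c$. $\square$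

For a triangle word $c$, the face $F$ with support $I(c)$ is called a triangle face. It is even by Lemma 5(a), and $H_F=\{1,c\}$. So $\dim H_F=0$ and $\operatorname{codim}F=|Z_F|=3n-6$ by Lemma 5(b). Hence every even face of maximal dimension has codimension at most $3n-6$.

**Proposition 11.** For odd $n\ge9$, every even face $F$ of maximal dimension satisfies $\operatorname{supp}F\subset I(c)$ for some triangle word $c$.

**Proposition 11 implies that $P_n$ is not a polynomial for odd $n\ge9$.** The triangle face of $c$ is even and contains $F$, so it equals $F$ by maximality of the dimension. Then $|Z_F|=3n-6=\operatorname{codim}F$, which is (S), and $H_F=\{1,c\}$, which gives (R). Apply Proposition 6.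

To prove Proposition 11, take from Lemma 5(c) a word $c\in H_F$ of finite order with $\pi(c)=-1$ and $V(c)\le\operatorname{codim}F\le3n-6$. It is feasible, and $\operatorname{supp}F\subset I(c)$. For $n\ge11$ we show that $c$ is a triangle word. For $n=9$ we show that an odd power $c^q$ is a triangle word; since $Z(c^q)\subset Z(c)$, this also suffices.

## 11. Words with few nontrivial cells on $\mathbb Z_n$, $n\ge11$

Let $n\ge11$ be odd, $c$ feasible, $\pi(c)=-1$, $V=V(c)\le3n-6$. We show that $c$ is a triangle word.

**Step 1: each function has a dominant ratio.** Fix $\delta\ne0$ and let $A_\rho=\#\{i:u_{i+\delta}/u_i=\rho\}$, $B_\rho=\#\{s:h_{s+\delta}/h_s=\rho\}$. For at least $n^2-2V$ pairs $(i,j)$ both cells $(i,j)$ and $(i+\delta,j)$ are trivial, and then $u_{i+\delta}/u_i=h_{i+j+\delta}/h_{i+j}$. As $(i,j)\mapsto(i,i+j)$ is a bijection,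
$$\sum_\rho A_\rho B_\rho\ge n^2-2V\ge n^2-6n+12 .\tag{11}$$
The same holds for the pair $(v,h)$, using cells $(i,j),(i,j+\delta)$, and for $(u,v)$, using cells $(i+\delta,j),(i,j+\delta)$, which lie on the same diagonal. Since $\sum A_\rho B_\rho\le n\max A_\rho$, $\max A_\rho>n-6$, so $\max A_\rho\ge n-5>n/2$, and similarly for the others. Let $a_u=n-\max_\rho A_\rho$, and define $a_v,a_h$ similarly; these deficits are at most $5$.

**Step 2: the dominant ratios agree.** Put $\phi(a,b)=n(a+b)-2ab$, which is increasing in each variable for $a,b\le5$. Suppose two of the functions, with deficits $a,b$, have different majority ratios $\rho_1\ne\rho_2$. With $b_1=B_{\rho_1}\le b$ and $a_1=A_{\rho_2}\le a$ (where $A,B$ now denote the counts of these two functions),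
$$\sum AB\le(n-a)b_1+a_1(n-b)+(a-a_1)(b-b_1).$$
The right side is bilinear in $(a_1,b_1)\in[0,a]\times[0,b]$, so it is at most its largest corner value. The corner values are $ab$, $a(n-b)$, $(n-a)b$ and $(n-a)b+a(n-b)=\phi(a,b)$. The last is the largest; for the comparison with $ab$ note that $3ab\le\frac{15}2(a+b)\le n(a+b)$, because $ab\le5\min(a,b)\le\frac52(a+b)$. So $\sum AB\le\phi(a,b)\le\phi(5,5)=10n-50$. But $n^2-6n+12-(10n-50)=(n-8)^2-2>0$, against (11). So $u,v,h$ have a common majority ratio $\kappa_\delta$.

**Step 3: sharper bounds on deficits.** With a common majority ratio, $\sum AB\le(n-a)(n-b)+ab$, and (11) gives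
$$\phi(a,b)\le6n-12\tag{12}$$
for any two of the deficits. Since $\phi(4,4)=8n-32>6n-12$ and $\phi(5,2)=7n-20>6n-12$, at most one deficit is $\ge4$, and if one is $5$ the others are $\le1$. So $a_u+a_v+a_h\le10$ (the extreme case is $4,3,3$), and any two deficits sum to at most $7$.

**Step 4: $\kappa$ is a homomorphism.** Let $\delta_1,\delta_2,\delta_1+\delta_2\ne0$. The sum over $f\in\{u,v,h\}$ of $a_f(\delta_1)+a_f(\delta_2)+a_f(\delta_1+\delta_2)$ is at most $30$, so for some $f$ it is at most $10<n$. So there is $x$ with $f(x+\delta_1)=\kappa_{\delta_1}f(x)$, $f(x+\delta_1+\delta_2)=\kappa_{\delta_2}f(x+\delta_1)$ and $f(x+\delta_1+\delta_2)=\kappa_{\delta_1+\delta_2}f(x)$. Hence $\kappa_{\delta_1+\delta_2}=\kappa_{\delta_1}\kappa_{\delta_2}$. Also $\kappa_{-\delta}=\kappa_\delta^{-1}$ directly from the definition, and we put $\kappa_0=1$. So $\kappa$ is a homomorphism, and we normalize to $\kappa\equiv1$.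

**Step 5: $u,v,h$ are almost constant.** Now $a_f(\delta)=\#\{x:f(x+\delta)\ne f(x)\}$, so $\sum_{\delta\ne0}a_f(\delta)=n^2-\sum_\rho n_\rho^2$, where the $n_\rho$ are the class sizes of $f$. Let $n-c_f$ be the largest class size. Then $\sum n_\rho^2\le n(n-c_f)$, so $nc_f\le n^2-\sum n_\rho^2\le5(n-1)$ and $c_f\le4$. Counting ordered pairs with exactly one member in the largest class, $n^2-\sum n_\rho^2\ge2c_f(n-c_f)$. For two of the functions, with numbers $c_1,c_2$, Step 3 gives $2c_1(n-c_1)+2c_2(n-c_2)\le7(n-1)$. This excludes $(2,2)$, where the left side is $8n-16$, and $(4,1)$, where it is $10n-34$; and, since $c(n-c)$ increases for $c\le4$, everything larger. So if $c_1\ge c_2\ge c_3$ are the three numbers, then $c_2\le1$, and $c_2=0$ if $c_1=4$. The sum is at most $5$.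

**Step 6: the remaining configurations.** Normalize the majority values of $u$ and $v$ to $1$, and let $\eta$ be that of $h$. Call a line deviating if its value is not the majority value. If $\eta\ne1$, the at least $n^2-5n$ cells on no deviating line are nontrivial, and $n^2-5n>3n-6$: contradiction. So $\eta=1$, and cells on exactly one deviating line are nontrivial. A cell on $l\le3$ deviating lines satisfies $l-2\binom l2\le[l=1]$, and any two lines of different families meet in one cell, so
$$V\ge n(c_1+c_2+c_3)-2(c_1c_2+c_1c_3+c_2c_3).$$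
The right side is $3n-4$ for $(2,1,0)$, $4n-10$ for $(2,1,1)$, $3n$ for $(3,0,0)$, $4n-6$ for $(3,1,0)$, $5n-14$ for $(3,1,1)$, $4n$ for $(4,0,0)$; all exceed $3n-6$. The following remain.

- $(0,0,0)$: then $c=1$ and $\pi=1$, excluded.
- $(1,0,0)$ and $(2,0,0)$: a deviating line has no trivial cell, so $c$ is infeasible.
- $(1,1,0)$: on each deviating line only the common cell can be trivial, so feasibility requires it to be trivial. Then the two line values (for a diagonal take $h^{-1}$) are inverse to each other and $\pi=1$, excluded.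
- $(1,1,1)$: if the lines are concurrent, $V\ge3n-3$, excluded. Otherwise there are already $3n-6$ nontrivial cells on exactly one of the lines, so the corners are trivial. The line values satisfy $s_1s_2=s_1s_3=s_2s_3=1$, so they are all equal to $1$ or all equal to $-1$; as the lines deviate, all are $-1$, and $c$ is a triangle word.

This proves Proposition 11 for $n\ge11$.

## 12. Order nine

Let $n=9$ and let $H=\{0,3,6\}$ be the subgroup of order $3$. Let $q$ be the odd part of the order of $c$. Then $c^q$ has order $2^k$, $\pi(c^q)=(-1)^q=-1$ (so $k\ge1$), and $Z(c^q)\subset Z(c)$. Replace $c$ by $c^q$. Now $c$ has order $2^k$, $k\ge1$, $\pi(c)=-1$, $V(c)\le21$, $\operatorname{supp}F\subset I(c)$ and $\operatorname{codim}F\le21$. We show that $c$ is a triangle word: first we classify $\pm1$-valued words with $V\le21$, then we take square roots.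

### 12.1. Describing $\pm1$-valued words by three small sets

If all $c_{ij}=\pm1$, then $u_i^2v_j^2=h_{i+j}^2$ for all $i,j$. Setting $j=0$ and $i=0$ shows that $h^2$ is proportional to $u^2$ and to $v^2$; then $\kappa=u^2/u_0^2$ is a homomorphism, and $u^2=a\kappa$, $v^2=b\kappa$, $h^2=ab\kappa$. As $\kappa^9=1$, $\kappa=(\kappa^5)^2$. Normalizing with $\kappa^{-5}$ and square roots of $a^{-1},b^{-1}$, we may take $u,v,h$ to be $\pm1$-valued. Replacing a set where a function is $-1$ by its complement changes $c$ by the factor $-1$, and one of a set and its complement has at most $4$ elements. So there are sets $R,Q,D\subset\mathbb Z_9$ of sizes $a,b,d\le4$ and a sign $\varepsilon$ with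
$$c_{ij}=\varepsilon(-1)^{[i\in R]+[j\in Q]+[i+j\in D]} .$$
We say case (I) if $\varepsilon=1$ and case (II) if $\varepsilon=-1$. The constant word $-1$ has phase $(-1)^9=-1$, so $\pi(c)=\varepsilon(-1)^{a+b+d}$. Let
$$\mathcal W=9(a+b+d)-2(ab+ad+bd)+4e,\qquad e=\#\{(r,s)\in R\times Q:r+s\in D\}.$$
For a cell with $l\le3$ of the three memberships, $l-2\binom l2+4\binom l3=[l\text{ odd}]$. So $\mathcal W$ is the number of cells with an odd number of memberships, and $V=\mathcal W$ in case (I), $V=81-\mathcal W$ in case (II). In terms of triples $(i,j,\ell)$ the sets are $R,Q,-D$, so the three families play symmetric roles. Let $\mathcal W_0=\mathcal W-4e$. If $d$ is the smallest size and $x,y$ are the other two, then $\mathcal W_0=9d+(9-2d)(x+y)-2xy$: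

| smallest size | other two sizes : $\mathcal W_0$ |
|---|---|
| 0 | 00:0, 10:9, 11:16, 20:18, 21:23, 22:28, 30:27, 31:30, 32:33, 33:36, 40:36, 41:37, 42:38, 43:39, 44:40 |
| 1 | 11:21, 21:26, 22:29, 31:31, 32:32, 33:33, 41:36, 42:35, 43:34, 44:33 |
| 2 | 22:30, 32:31, 33:30, 42:32, 43:29, 44:26 |
| 3 | 33:27, 43:24, 44:19 |
| 4 | 44:12 |

### 12.2. Two lemmas on sumsets in $\mathbb Z_9$

**Lemma 12.** Let $X,Y\subset\mathbb Z_9$ be $4$-sets, $r(d)=\#\{(x,y)\in X\times Y:x+y=d\}$, $M=\mathbb Z_9\setminus(X+Y)$. Then $|M|\le2$. If $|M|=2$, either $X,Y$ are arithmetic progressions with a common unit difference, and $r$ takes the values $1,2,3,4,3,2,1$ in order on $X+Y$; or $X,Y$ are each a coset of $H$ plus a point, and $r$ takes the values $3,3,3,2,2,2,1$ on $X+Y$. Moreover, for a $4$-set $Y'$ and $\delta\ne0$, $|Y'\cap(Y'+\delta)|\le3$, and if it equals $3$, then $Y'$ is a progression with difference $\delta$ ($\delta$ a unit) or a coset of $H$ plus a point ($\delta=\pm3$).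

*Proof.* The last statement first. $Y'+\delta\ne Y'$, since the stabilizer of $Y'$ has order dividing $4$ and $9$. If $\delta$ is a unit, $|Y'\cap(Y'+\delta)|$ is $4$ minus the number of runs of $Y'$ on the cycle $0,\delta,2\delta,\dots$, so $3$ means one run. If $\delta=\pm3$, a coset of $H$ containing $3,2,1$ elements of $Y'$ contributes $3,1,0$; the distributions $(3,1)$, $(2,2)$, $(2,1,1)$ give $3,2,1$.

Now $d\in M$ if and only if $d-Y\subset X^c$. Let $m_1\ne m_2$ be in $M$, $\delta=m_2-m_1$, $Y'=m_1-Y$. Then $Y'$ and $Y'+\delta$ are distinct $4$-subsets of the $5$-set $X^c$, so they meet in $3$ elements and $X^c=Y'\cup(Y'+\delta)$.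

If $\delta$ is a unit, $Y'$ is a progression with difference $\delta$ and $X^c$ is a $5$-term one, so $X,Y$ are $4$-term progressions with difference $\delta$. The only translates of $Y'$ inside $X^c$ are $Y'$ and $Y'+\delta$, so $|M|=2$, and $r$ is as stated.

If $\delta=\pm3$, $Y'=K\cup\{y\}$ with a coset $K\not\ni y$, and $X^c=K\cup\{y,y+\delta\}$. If a translate $Y'+\delta''$ lies in $X^c$, then $K+\delta''=K$, the only coset inside $X^c$, and $y+\delta''\in\{y,y+\delta\}$. So $|M|=2$. Here $X$ consists of the third coset and the third point of the coset of $y$: $X=K_1\cup\{x\}$, and $Y=K_2\cup\{y'\}$, with cosets $K_1\not\ni x$, $K_2\not\ni y'$. The cosets $x+K_2$ and $y'+K_1$ both differ from $K_1+K_2$. If they were different from each other, $X+Y$ would be $\mathbb Z_9$; but $|X+Y|=7$. So they coincide, $r=3$ on $K_1+K_2$, $r=2$ on $x+K_2=y'+K_1$. Modulo $3$, $x$ and $y'$ differ from $K_1$ and $K_2$ by the same nonzero class, so $x+y'$ lies in the third coset, with $r=1$. $\square$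

**Lemma 13.** If $B,B'\subset\mathbb Z_9$ are $3$-sets with $|B+B'|\le4$, both are cosets of $H$.

*Proof.* Translate so that $B'=\{0,g,g'\}$. Then $|B\cap(B+g)|\ge2$ and $|B\cap(B+g')|\ge2$. If $g$ is a unit, this means that $B$ is one run, a progression with difference $g$. If $g=\pm3$, it means that $B$ is a coset, since a distribution $(2,1)$ over cosets gives only $1$ and $(1,1,1)$ gives $0$. The same holds for $g'$. If $g$ or $g'$ is $\pm3$, $B$ is a coset; then $B+g$ and $B+g'$ are cosets meeting $B$, so they equal $B$, and $B'=H$. If both are units, $B=\{b,b+g,b+2g\}$, whose only differences occurring twice are $\pm g$. So $g'=-g$, and $B+B'=B\cup(B+g)\cup(B-g)$ has $5$ elements: contradiction. $\square$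

### 12.3. All $\pm1$-valued words with at most $21$ nontrivial cells

**Lemma 14.** The nontrivial $\pm1$-valued words with $V\le21$ are, up to symmetry:

1. one line, $V=9$;
2. two lines of different families, $V=16$, $\pi=1$;
3. two parallel lines, $V=18$;
4. triangles, $V=21$, $\pi=-1$;
5. $V=20$, $\pi=1$: $c_{ij}=(-1)^{w(i,j)}$ with $w(i,j)=\frac{\langle i\rangle+\langle j\rangle-\langle i+j\rangle}9\in\{-1,0,1\}$, where $\langle x\rangle\in[-4,4]$ is the representative of $x$;
6. $V=18$, $\pi=1$: $-1$ exactly on the cells with $(i,j)\equiv(1,1)$ or $(2,2)\pmod3$;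
7. $V=21$, $\pi=-1$: type 6 times the one-line word of a row $\rho\notin H$;
8. $V=21$, $\pi=-1$: $c_{ij}=(-1)^{[i\in R]+[j\in Q]+[i+j\in D]}$ with $R=Q=\{0,1,2,3\}$ and $D=\{0,5,6,7,8\}$ or $D=\{0,1,6,7,8\}$.

*Proof.* **Case (I): $\mathcal W_0+4e\le21$.** The table leaves, up to order of the families, the sizes $(1,0,0)$, $(1,1,0)$, $(2,0,0)$, which are types 1, 2, 3; $(1,1,1)$ with $e=0$, which are triangles; $(4,4,3)$ with $e=0$; and $(4,4,4)$ with $e\le2$. In the case $(4,4,3)$ let $R,Q$ be the $4$-sets. Then $e=0$ puts the $3$-set $D$ into $M$ (Lemma 12 with $X=R$, $Y=Q$), impossible. In the case $(4,4,4)$ at least two elements of $D$ lie in $R+Q$, because $|M|\le2$. So $e=2$, $M\subset D$, $|M|=2$, and two elements of $D$ have $r=1$: this is the progression case of Lemma 12. Scaling and translating, $R=Q=\{0,1,2,3\}$; then $M=\{7,8\}$ and $r=1$ at $0$ and $6$, so $D=\{6,7,8,0\}$. To recognize type 5, put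
$$i^*=2i+6,\qquad j^*=2j+6,\qquad s^*=2s+12,\tag{13}$$
so that $s^*=i^*+j^*$ when $s=i+j$. For $i=0,\dots,8$, $\langle i^*\rangle=-3,-1,1,3,-4,-2,0,2,4$, odd exactly on $R$. For $s=0,\dots,8$, $\langle s^*\rangle=3,-4,-2,0,2,4,-3,-1,1$, odd exactly on $D$. So $c_{ij}=(-1)^{\langle i^*\rangle+\langle j^*\rangle-\langle s^*\rangle}=(-1)^{9w(i^*,j^*)}$: in the new coordinates the word is type 5, with $V=12+8=20$ and $\pi=(-1)^{12}=1$. Here $|9w|\le12$, so $w\in\{-1,0,1\}$.

**Case (II): $\mathcal W\ge60$.** Note that $e$ is at most the product of the two smallest sizes. With smallest size $0$, $\mathcal W\le40$. With smallest size $1$, $\mathcal W\le36+16$. With smallest size $2$, in the order of the table, $\mathcal W\le46,47,54,48,53,58$. So only these remain: $(3,3,3)$ with $e=9$; $(4,3,3)$ with $e=9$; $(4,4,3)$ with $e\ge11$; $(4,4,4)$ with $e\ge12$. For two $4$-sets, $r(d)=4$ for at most one $d$, since $X=d-Y$ for two values of $d$ would make $Y$ invariant under a nonzero translation. So for $(4,4,3)$, with $R,Q$ the $4$-sets, $e\le4+3+3=10$: excluded.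

*Sizes $(3,3,3)$.* $e=9$ means $R+Q\subset D$, so $|R+Q|\le3$. By Lemma 13, $R$ and $Q$ are cosets of $H$, and $D=R+Q$ is one too. Translate to $R=Q=D=H$. Then $c=-1$ if and only if an even number of $i,j,i+j$ is divisible by $3$; that number is $0$, $1$ or $3$, so if and only if none is. This is type 6, and $\pi=-(-1)^9=1$.

*Sizes $(4,3,3)$.* Let $|R|=4$. $e=9$ means $D-Q\subset R$. By Lemma 13 applied to $D$ and $-Q$, $D$ and $Q$ are cosets, and $R$ is the coset $D-Q$ plus a point. Translating to $Q=D=H$ gives $R=H\cup\{\rho\}$: type 7, with $V=81-60=21$ and $\pi=-1$.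

*Sizes $(4,4,4)$, with $r(d_0)=4$ for some $d_0\in D$* ($r$ taken for $R,Q$). Then $R=d_0-Q$ and $r(d_0+\delta)=|R\cap(R+\delta)|$. The values of $r$ at the other three elements of $D$ sum to at least $8$ and are at most $3$, so at least two of them are $3$. By Lemma 12, $R$ is a progression with a unit difference $\delta_0$, or a coset $K$ plus a point $x$. In the latter case $|R\cap(R+\delta)|=3$ for $\delta=\pm3$, and for a unit $\delta$ it is $[x+\delta\in K]+[x-\delta\in K]=1$. So the three values sum to at most $3+3+1=7$: impossible. In the former case $|R\cap(R+\delta)|$ is $3,2,1,0$ at $\pm\delta_0,\pm2\delta_0,\pm3\delta_0,\pm4\delta_0$. So $D=\{d_0,d_0\pm\delta_0\}$ together with one of $d_0\pm2\delta_0$. Scaling to $\delta_0=1$ and translating, $R=Q=\{0,1,2,3\}$, $d_0=3$, and $D$ is $\{2,3,4,5\}$ or $\{1,2,3,4\}$. Passing to the complement of $D$ absorbs $\varepsilon=-1$ and gives type 8; $\mathcal W=12+48=60$, $V=21$, $\pi=-(-1)^{12}=-1$.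

*Sizes $(4,4,4)$, with $r\le3$ on $D$.* We show that this is impossible. As $e\ge12$, $r=3$ on all of $D$, and the other $16-12=4$ pairs have sums among the other five elements. So $|M|\ge1$. If $|M|=2$, Lemma 12 allows at most three values $3$: impossible. So $M=\{m\}$, and the remaining four elements have $r=1$; thus $r(m+\delta)\in\{1,3\}$ for all $\delta\ne0$. Let $Y'=m-Q$. Then $Y'\subset R^c$, so $R^c=Y'\cup\{w_0\}$. Put $T=w_0-Y'$, a $4$-set not containing $0$, and $\rho_T(\delta)=|T\cap(T+\delta)|=|Y'\cap(Y'+\delta)|$. Then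
$$r(m+\delta)=|R\cap(Y'+\delta)|=4-|R^c\cap(Y'+\delta)|=4-\rho_T(\delta)-[\delta\in T].$$
So for $\delta\ne0$, $\rho_T(\delta)$ is odd if and only if $\delta\notin T$. Since $\rho_T(\delta)=\rho_T(-\delta)$, $T=-T$. Now $\rho_T(\delta)$ is the number of pairs $(x,y)\in T\times T$ with $x-y=\delta$. As $T=-T$, $(x,y)\mapsto(-y,-x)$ is an involution on these pairs; its fixed points are the pairs $(x,-x)$ with $2x=\delta$. Hence $\rho_T(\delta)$ is odd if and only if $\delta\in2T$. So $2T=(\mathbb Z_9\setminus0)\setminus T$. If $3\in T$, then $6=-3\in T$ and $6=2\cdot3\in2T$: contradiction. If $3\notin T$, then $3\in2T$; as $3=2\cdot6$, $6\in T$, so $3=-6\in T$: contradiction. $\square$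

**Lemma 15.** Types 1, 3, 7 and 8 of Lemma 14 are infeasible.

*Proof.* Types 1 and 3 have a line without trivial cells.

Type 7. Suppose $X$ is feasible with line sum $1$, and let $Z_{\iota\eta}$ be its sums over residue classes modulo $3$. All row, column and diagonal sums of the $3\times3$ array $Z$ are $3$, so $Z_{11}=Z_{22}$ by (1). By $x\mapsto-x$ we may take $\rho\equiv1$. The class $(2,2)$ is nontrivial, so $Z_{22}=0$. In the class $(1,1)$ only the cells of row $\rho$ are trivial, and row $\rho$ has its trivial cells only there, so $Z_{11}=1$. Contradiction.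

Type 8. Use (13), and let $H'(s)$ be the representative of $s^*$ in $[-5,3]$ for $D=\{0,5,6,7,8\}$, and in $[-3,5]$ for $D=\{0,1,6,7,8\}$. For $s=0,\dots,8$ these are $3,-4,-2,0,2,-5,-3,-1,1$, respectively $3,5,-2,0,2,4,-3,-1,1$, odd exactly on $D$. Then $\langle i^*\rangle+\langle j^*\rangle-H'(i+j)=9w$ with $|9w|\le13$, so $w\in\{-1,0,1\}$ and $c_{ij}=(-1)^w$. For feasible $X$ of line sum $1$, $w=0$ on the support. But $9\sum wX=\sum_i\langle i^*\rangle+\sum_j\langle j^*\rangle-\sum_sH'(s)=0+0-\sum_sH'(s)=\pm9$. Contradiction. $\square$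

### 12.4. Square roots: the word $c$ is a triangle

Let $\mathsf e=c^{2^{k-1}}$. It is $\pm1$-valued and nontrivial, $Z(\mathsf e)\subset Z(c)$, so it is feasible and $V(\mathsf e)\le21$.

If $k=1$, $\mathsf e=c$ is feasible with $\pi=-1$. By Lemma 15 types 1, 3, 7, 8 are out, and types 2, 5, 6 have $\pi=1$. So $c$ is a triangle word, as desired.

Let $k\ge2$. Then $\pi(\mathsf e)=1$; by Lemma 15 and since types 4, 7, 8 have $\pi=-1$, $\mathsf e$ is of type 2, 5 or 6. We derive a contradiction in each case. Put $b_l=c^{2^{k-1-l}}$, so $b_0=\mathsf e$, $b_{l+1}^2=b_l$, $b_{k-1}=c$, $Z(b_l)\subset Z(b_{l+1})\subset Z(c)$ and $V(b_l)\le21$. Symmetries are applied to $c$ and $F$ simultaneously.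

**Type 6: $F$ lies in a face of codimension at least $22$.** Points of $F$ vanish on the residue classes $(1,1)$ and $(2,2)$, since $\operatorname{supp}F\subset I(c)\subset I(\mathsf e)$. Take such a point with $t=1$ and class sums $Z_{\iota\eta}$, $Z_{11}=Z_{22}=0$. Rows $1$ and $2$ give $Z_{10}+Z_{12}+Z_{20}+Z_{21}=6$. Column $0$ gives $Z_{10}+Z_{20}=3-Z_{00}$, and diagonal $0$ gives $Z_{12}+Z_{21}=3-Z_{00}$. So $Z_{00}=0$. Hence $F\subset F_0$, the face of $C$ where the $27$ cells with $i\equiv j\pmod3$ vanish. Its support is $\{i\not\equiv j\}$: each line contains $6$ such cells, so putting $1$ there gives a point of $C$. By Lemma 5(b), $\operatorname{codim}F_0=27-\mu$ with $\mu=\dim H_{F_0}$.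

Passing to Lie algebras, $\mu$ is the dimension of the space of real $(p,q,r)$ with $p_i+q_j=r_{i+j}$ for $i\not\equiv j\pmod3$, minus that of the space of those satisfying this for all $i,j$. In the latter, $p-p_0$ is a homomorphism $\mathbb Z_9\to\mathbb R$, hence $0$; so $p=a$, $q=b$, $r=a+b$ are constants and the dimension is $2$. For the former, consider the cells with $i$ in class $\iota$ and $j$ in class $\eta$ modulo $3$, $\iota\ne\eta$. Comparing $(i,j)$ and $(i+3,j)$ gives $p_{i+3}-p_i=r_{s+3}-r_s$ for all $i$ in class $\iota$ and all $s$ in class $\iota+\eta$. So both sides are one constant, whose triple is $0$ by going around the class. Likewise for $q$. The classes $\iota+\eta$ with $\iota\ne\eta$ are all classes, so $p,q,r$ are constant on classes modulo $3$. The solutions lie in $\mathbb R^9$ and satisfy at least the two independent equations $p_0+q_1=r_1$ and $p_0+q_2=r_2$, so $\mu\le7-2=5$. Hence $\operatorname{codim}F\ge\operatorname{codim}F_0\ge22$: contradiction.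

**Type 2: all the $b_l$ stay on the same two lines.** By symmetry the lines are row $0$ and column $0$; call their union the cross. For $\tau\in U(1)$ let $x_\tau$ be the word with $u_0=\tau$, $v_0=\tau^{-1}$ and other values $1$. It is $1$ at $(0,0)$, $\tau$ on the rest of row $0$, $\tau^{-1}$ on the rest of column $0$, and $1$ elsewhere; $\pi(x_\tau)=1$, and $\mathsf e=x_{-1}$. In row $0$ only $(0,0)$ can be in $\operatorname{supp}F$, so it is there, and $c_{00}=1$; hence $(b_l)_{00}=1$ for all $l$.

We claim that every $b_l$ is some $x_\sigma$ with $\sigma\ne1$. This holds for $l=0$. Given $b_l=x_\sigma$, choose $\tau^2=\sigma$ and put $s=b_{l+1}x_\tau^{-1}$; then $s^2=1$, so $s$ is a $\pm1$-valued word. The $16$ cells of $Z(x_\sigma)$ are nontrivial for $b_{l+1}$, so $b_{l+1}$, and hence $s$, is nontrivial on at most $21-16=5$ cells off the cross. Let $\varrho_0,\gamma_0$ be the one-line words ($-1$ on the line) of row $0$ and column $0$. Multiplying $s$ by $\varrho_0$ and/or $\gamma_0$ we get $s'$ with at most $4$ values $-1$ among the $8$ non-corner cells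 of row $0$, and likewise for column $0$. So $V(s')\le5+4+4+1=14$, and by Lemma 14, $s'$ is $1$ or a one-line word. A line other than row $0$ and column $0$ has at least $7$ cells off the cross, too many. So $s'\in\{1,\varrho_0,\gamma_0\}$, and $s$ lies in the group generated by $\varrho_0,\gamma_0$. As $s_{00}=1$, $s\in\{1,\varrho_0\gamma_0\}=\{1,x_{-1}\}$, so $b_{l+1}=x_{\pm\tau}$, and $(\pm\tau)^2=\sigma\ne1$ shows $\pm\tau\ne1$. The claim follows. Hence $c=x_\sigma$ for some $\sigma$ and $\pi(c)=1$: contradiction.

**Type 5: all the $b_l$ are powers of the same kind.** For $z\in U(1)$ let $y_z=(z^{w(i,j)})$. It is a word: with $\zeta^9=z$ take $u=v=h=\zeta^{\langle\cdot\rangle}$. Its phase is $\zeta^{\sum\langle x\rangle}=1$. By symmetry $\mathsf e=y_{-1}$. We need the number of cells with $w\ne0$ on each line: the line of index $x$ in each family contains exactly $|\langle x\rangle|\le4$ of them. In row or column $x$, the other index $y$ must satisfy $\langle x\rangle+\langle y\rangle\notin[-4,4]$, and there are $|\langle x\rangle|$ such $y$. On diagonal $x$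 we need representatives $a,b\in[-4,4]$ with $a+b=\langle x\rangle\pm9$; for $\langle x\rangle\ge0$ this means $a+b=\langle x\rangle-9$, i.e. $-4\le a\le\langle x\rangle-5$, which has $\langle x\rangle$ solutions, and the negative case is symmetric. In total there are $2(1+2+3+4)=20$ such cells.

We claim that every $b_l$ is some $y_z$ with $z\ne1$. This holds for $l=0$. Given $b_l=y_z$, choose $\tau^2=z$ and put $s=b_{l+1}y_\tau^{-1}$, $s^2=1$. The $20$ cells with $w\ne0$ are nontrivial for $b_l$, hence for $b_{l+1}$, so $s=-1$ on at most one cell with $w=0$. Multiplication by $y_{-1}$ flips $s$ on exactly the $20$ cells with $w\ne0$, so one of $s,sy_{-1}$ has $V\le1+10=11$, and by Lemma 14 it is $1$ or a one-line word. A line has at least $5$ cells with $w=0$, so it is not a one-line word. So $s\in\{1,y_{-1}\}$ and $b_{l+1}=y_{\pm\tau}$, with $\pm\tau\ne1$ since $\tau^2=z\ne1$. Hence $c=y_z$ for some $z$ and $\pi(c)=1$: contradiction.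

So $k=1$ and $c$ is a triangle word. This proves Proposition 11 for $n=9$. With Section 3 ($S_n$ and $P_n$, $n$ even), Proposition 4 ($S_n$, $n$ odd), Sections 7 and 8 ($M_n$), Proposition 9 ($P_5,P_7$) and Section 10 ($P_n$, $n\ge9$ odd), Theorem 1 is proved, and with it Proposition 2. $\blacksquare$

## 13. The order of the pole at $x=-1$ for odd $n\ge9$

The proof gives a precise complement for pandiagonal squares.

**Proposition 16.** For every odd $n\ge9$, $\sum_tP_n(t)x^t$ has at $x=-1$ a pole of order exactly $(n-3)^2$.

*Proof.* Since $P_n$ is a quasi-polynomial, the series is a rational function. Put $x=-e^{-s}$, so $1+x=1-e^{-s}$ behaves as $s$ for $s\to0+$. By Proposition 6, $s^D\sum_t(-1)^tP_n(t)e^{-st}$ has a positive limit, so the pole order is $D$, the maximal dimension of an even face. By Section 10 these faces have codimension $3n-6$. To find $\dim C$, note that real relations among the lines, $p_i+q_j=r_{i+j}$ for all $i,j$, have only the $2$-dimensional space of constant solutions, as in Section 12.4. So the line sums have rank $3n-2$, and $\dim C=\dim\ker A_{\mathbb R}+1=n^2-(3n-2)+1=n^2-3n+3$.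 Hence
$$D=n^2-3n+3-(3n-6)=n^2-6n+9=(n-3)^2.\qquad\square$$
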